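\title{Universal sets for entire functions and the size of the continuum}

\begin{abstract}
A set $X\subseteq\mathbb{C}$ of size less than $2^{\aleph_0}$ is universal if every set $Y\subseteq\mathbb{C}$ of size less than $2^{\aleph_0}$ is mapped into $X$ by a non-constant entire function. If a universal set exists, then $2^{\aleph_0}$ is a successor cardinal. We show that every successor cardinal $\kappa>\aleph_1$ of a model of $\mathsf{GCH}$ is the value of $2^{\aleph_0}$ in a cofinality-preserving forcing extension that has a universal set. In particular a universal set is consistent with $2^{\aleph_0}=\aleph_3$, relative to $\mathsf{ZFC}$ alone. The forcing has two steps: a $\sigma$-closed forcing adds a labeling of the pairs of ordinals below $\kappa$ with a strong freshness property, and a ccc forcing guided by this labeling adds the universal set and the entire functions.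
\end{abstract}

\section{Introduction}\label{sec:intro}

An entire function is a function $f:\mathbb{C}\to\mathbb{C}$ that is holomorphic on the whole plane. The zeros of a nonzero entire function are isolated, so a non-constant entire function has countable fibers: it cannot lower the cardinality of an uncountable set. This paper is about the freedom that such functions still have in moving sets around.

\begin{definition}\label{def:universal}
A set $X\subseteq\mathbb{C}$ is \emph{universal} if $|X|<2^{\aleph_0}$ and for every $Y\subseteq\mathbb{C}$ with $|Y|<2^{\aleph_0}$ there is a non-constant entire function $f$ with $f[Y]\subseteq X$.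
\end{definition}

If constant functions were allowed, every point would be universal; without the bound on $|X|$, the whole plane would be. The definition asks whether one small set can absorb all small sets. For countable sets this is easy.

\begin{example}\label{ex:countable}
Let $X\subseteq\mathbb{C}$ be countable and dense, and let $Y=\{y_n:n<\omega\}$ be enumerated without repetition (enlarge $Y$ if it is finite). Put $f_0(z)=z$, $g_n(z)=\prod_{k<n}(z-y_k)$ and $f_{n+1}=f_n+t_ng_n$. Since $g_n(y_n)\neq0$ and $X$ is dense, we can choose $t_n\in\mathbb{C}$ with $f_n(y_n)+t_ng_n(y_n)\in X$ and $|t_ng_n(z)|<2^{-n-2}$ for $|z|\le n+1$. The $f_n$ converge uniformly on compact sets to an entire function $f$. As $g_m(y_n)=0$ for $m>n$, we have $f(y_n)=f_{n+1}(y_n)\in X$. Finally $|f(z)-z|<1/2$ for $|z|\le1$, so $f(1)\ne f(-1)$. Under $\mathsf{CH}$, then, every countable dense set is universal, and we set the case $2^{\aleph_0}=\aleph_1$ aside.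
\end{example}

Counting fibers gives a necessary condition.

\begin{proposition}\label{prop:successor}
If $X$ is universal, then $2^{\aleph_0}=\max(|X|,\aleph_0)^+$. In particular $2^{\aleph_0}$ is a successor cardinal.
\end{proposition}

\begin{proof}
Let $\mu=\max(|X|,\aleph_0)$. Then $\mu<2^{\aleph_0}$, so $\mu^+\le2^{\aleph_0}$. If $\mu^+<2^{\aleph_0}$, take $Y\subseteq\mathbb{C}$ with $|Y|=\mu^+$ and a non-constant entire $f$ with $f[Y]\subseteq X$. The fibers of $f$ are countable, so $|Y|\le|X|\cdot\aleph_0\le\mu$, a contradiction.
\end{proof}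

It is known that $\mathsf{MA}+\neg\mathsf{CH}$ implies that there is no universal set, and that the existence of a universal set is consistent with $2^{\aleph_0}=\aleph_2$, relative to $\mathsf{ZFC}$. The following question comes from the paper of Schilhan and Weinert \cite{SW}.

\medskip
\noindent\textbf{Question.} \emph{Is the existence of a universal set consistent with $2^{\aleph_0}=\aleph_3$? With $2^{\aleph_0}=\kappa$ for an arbitrary successor cardinal $\kappa$?}
\medskip

Proposition~\ref{prop:successor} is the only visible obstruction, so one would guess that the answer is yes. The reason for caution is that, when $2^{\aleph_0}=\lambda^+$, one must add functions that are prescribed on sets of size $\lambda$ and keep every cardinal up to $\lambda$ alive while doing so; we shall see in Section~\ref{sec:onelevel} that the simplest form of our construction already collapses a cardinal at $\lambda=\aleph_2$. The guess is nevertheless correct. Let $\mathcal{H}$ be the space of all entire functions with the compact-open topology.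

\begin{theorem}\label{thm:main}
Let $V\models\mathsf{ZFC}+\mathsf{GCH}$, let $\lambda$ be an uncountable cardinal and $\kappa=\lambda^+$. There is a forcing extension of $V$ with the same cofinalities and cardinals in which $2^{\aleph_0}=\kappa$ and there is a universal set $X$ with $|X|=\lambda$. Moreover, in this extension, for every $Y\subseteq\mathbb{C}$ with $|Y|<2^{\aleph_0}$, the set of non-constant entire functions $f$ that are injective on $Y$ and satisfy $f[Y]\subseteq X$ is dense in $\mathcal{H}$.
\end{theorem}

Starting from any model of $\mathsf{GCH}$, for instance the constructible universe, we see that both parts of the Question have a positive answer relative to $\mathsf{ZFC}$ alone; no large cardinal is needed. The choice $\lambda=\aleph_2$ gives $2^{\aleph_0}=\aleph_3$, and arbitrary $\lambda$ gives every successor cardinal $\kappa>\aleph_1$, including $\aleph_{\omega+1}$, $\aleph_{\omega_1+1}$ and successors of inaccessible cardinals. By Proposition~\ref{prop:successor} no other values are possible.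

Section~\ref{sec:idea} shows the analytic idea on two conditions and explains what combinatorial input is needed to iterate it. Section~\ref{sec:free} isolates this input as a principle $(\star)$. Sections~\ref{sec:background} to~\ref{sec:proof} construct the ccc forcing over a model of $(\star)$ and prove Theorem~\ref{thm:main}. Section~\ref{sec:star}, which contains no analysis and depends only on Section~\ref{sec:free}, forces $(\star)$.

\subsection*{Conventions and standard facts}
In a forcing poset, $q\le p$ means that $q$ is stronger; posets need not have a largest element. When we take a generic filter containing a given condition, we take it in a suitable outer universe. We use the following facts.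
\begin{itemize}
\item A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound. Such a poset adds no new $\omega$-sequences of ground model elements; in particular it adds no reals and no countable sets of ordinals.
\item A poset is \emph{$\chi$-cc} if all its antichains have size less than $\chi$; ccc means $\aleph_1$-cc. If a poset is $\rho^+$-cc, then the range of every function $\rho\to\theta$ in the extension ($\theta$ an ordinal) is contained in a ground model set of size at most $\rho$. A ccc poset preserves all cofinalities. If it has size at most $\kappa=\kappa^{\aleph_0}$, then it forces $2^{\aleph_0}\le\kappa$, by counting nice names.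
\item If every regular cardinal remains regular in an extension, then all cofinalities and cardinals are preserved.
\item For regular $\rho$, the set of $i<\rho^+$ of cofinality $\rho$ is stationary in $\rho^+$. Fodor's lemma: if $S\subseteq\rho^+$ is stationary and $h(i)<i$ for $i\in S$, then $h$ is constant on a stationary subset of $S$. If a stationary subset of $\rho^+$ is split into at most $\rho$ pieces, one of them is stationary.
\item Under $\mathsf{GCH}$: $\rho^{<\rho}=\rho$ for regular $\rho$; $(\nu^+)^\nu=\nu^+$ for infinite $\nu$; and every uncountable regular limit cardinal is inaccessible.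
\end{itemize}

\section{Moving the target}\label{sec:idea}

\subsection{The space of entire functions}
The compact-open topology on $\mathcal{H}$ is the topology of uniform convergence on compact sets; it makes $\mathcal{H}$ a Polish space, and evaluation $(f,z)\mapsto f(z)$ is continuous. For a polynomial $h$ with coefficients in $\mathbb{Q}(\mathrm{i})$, $m\in\omega$ and rational $\epsilon>0$ let
\[
U(h,m,\epsilon)=\Big\{f\in\mathcal{H}:\max_{|z|\le m}|f(z)-h(z)|<\epsilon\Big\},
\]
and let $\overline{U}(h,m,\epsilon)$ be the closed set defined with $\le\epsilon$ in place of $<\epsilon$. Let $\mathcal{U}$ be the countable family of the sets $U(h,m,\epsilon)$, and let $\mathcal{B}$ be the family of open discs in $\mathbb{C}$ with rational radius and center in $\mathbb{Q}(\mathrm{i})$. For a finite partial function $\sigma:\mathbb{C}\to\mathbb{C}$ put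
\[
\mathcal{H}[\sigma]=\{f\in\mathcal{H}:f\supseteq\sigma\},\qquad g_\sigma(z)=\prod_{y\in\operatorname{dom}\sigma}(z-y).
\]

\begin{lemma}\label{lem:perturb}
Let $O\subseteq\mathcal{H}$ be open and $f\in O$.
\begin{itemize}
\item[(a)] For every $n\ge1$ there is $U=U(h,m,\epsilon)\in\mathcal{U}$ with $m\ge n$, $\epsilon<1/n$, $f\in U$ and $\overline{U}\subseteq O$.
\item[(b)] If $f\in\mathcal{H}[\sigma]$, then $f+tg_\sigma\in O\cap\mathcal{H}[\sigma]$ for all sufficiently small $|t|$.
\item[(c)] If $f\in\mathcal{H}[\sigma]$ and $y^*\notin\operatorname{dom}\sigma$, then $O\cap\mathcal{H}[\sigma\cup\{(y^*,v)\}]\ne\emptyset$ for all $v$ in some neighborhood of $f(y^*)$.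
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $m\ge n$ and a rational $\epsilon<1/n$ such that every $g$ with $\max_{|z|\le m}|g-f|\le2\epsilon$ lies in $O$. Truncate the Taylor series of $f$ and round its coefficients to get $h$ with $\max_{|z|\le m}|f-h|<\epsilon$. (b) The map $t\mapsto f+tg_\sigma$ is continuous and $g_\sigma$ vanishes on $\operatorname{dom}\sigma$. (c) As $g_\sigma(y^*)\ne0$, the values $f(y^*)+tg_\sigma(y^*)$ with $|t|$ small fill a disc around $f(y^*)$.
\end{proof}

\subsection{The plan and two obstructions}
Let $\kappa=\lambda^+$. We want an extension with a list $\langle y_\xi\rangle$ of all complex numbers, indexed by ordinals below $\kappa$, a set $X$ of size $\lambda$, and for each $\alpha<\kappa$ a non-constant entire function $f_\alpha$ with $f_\alpha(y_\xi)\in X$ for $\xi<\alpha$. Since $\kappa$ is regular, every $Y$ of size less than $\kappa$ lies in an initial part of the list, so $X$ will be universal. The natural way to add $f_\alpha$ is to turn Example~\ref{ex:countable} into a forcing: a condition is a pair $(\sigma,U)$, where $\sigma$ is a finite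 partial function from $\{y_\xi:\xi<\alpha\}$ to $X$ and $U\in\mathcal{U}$ meets $\mathcal{H}[\sigma]$. To preserve cardinals we want the forcing to be ccc.

The first obstruction is that conditions sending a fixed point $y$ to different elements of $X$ are incompatible, which gives an antichain of size $\lambda$. So only countably many targets may be allowed for each point, and they should be dense, so that Lemma~\ref{lem:perturb}(c) lets us hit one of them. We therefore let $X=\bigcup_\ell(x_\ell+\mathbb{Q}(\mathrm{i}))$, where $\ell$ ranges over a set of $\lambda$ \emph{labels}, fix in advance a label $e(\alpha,\xi)$ for each $\xi<\alpha$, and require $f_\alpha(y_\xi)\in x_{e(\alpha,\xi)}+\mathbb{Q}(\mathrm{i})$. Since $f_\alpha$ has countable fibers, $e(\alpha,\cdot)$ has to be countable-to-one.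

The second obstruction is that the target may depend on the point.

\begin{example}\label{ex:steep}
Let $U=U(0,2,1)$. By the Cauchy estimate every $f\in U$ has $|f'|\le1$ on the unit disc, so $|f(y)-f(y')|\le|y-y'|$ there. Let $y_\xi$ ($\xi<\omega_1$) be distinct points with $|y_\xi|<1/2$ and suppose that $2y_\xi$ is an allowed target for $y_\xi$. Each $(\{(y_\xi,2y_\xi)\},U)$ is a condition, as witnessed by the constant function $2y_\xi$, and these conditions are pairwise incompatible.
\end{example}

All complex numbers of the extension are to be listed, among them the numbers $x_\ell/2$. So dependences of this kind have to be avoided on purpose.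

\subsection{Two conditions amalgamated by hand}\label{sec:hand}
The remedy is to add the $x_\ell$ generically, as Cohen points, so that a condition only confines $x_\ell$ to a disc. Here is the smallest case. Let $y_\xi$ ($\xi<\omega_1$) be distinct complex numbers, each with its own target $x_\xi$. Call $(\xi,B,a,U)$ with $B\in\mathcal{B}$, $a\in\mathbb{Q}(\mathrm{i})$, $U\in\mathcal{U}$ a \emph{requirement} if for every $x\in B$ some $f\in U$ has $f(y_\xi)=x+a$. It promises that $x_\xi\in B$, $f\in U$ and $f(y_\xi)=x_\xi+a$. We claim that among uncountably many requirements $(\xi,B_\xi,a_\xi,U_\xi)$ with distinct $\xi$, two are compatible: there are $\xi\ne\eta$, discs $B'\subseteq B_\xi$, $B''\subseteq B_\eta$ and $U'\subseteq U_\xi\cap U_\eta$ such that for all $x\in B'$ and $x'\in B''$ some $g'\in U'$ has $g'(y_\xi)=x+a_\xi$ and $g'(y_\eta)=x'+a_\eta$.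

\emph{Step 1: forget the point.} For each $\xi$ take $f\in U_\xi$ with $f(y_\xi)-a_\xi\in B_\xi$. By continuity of evaluation there is $U^1_\xi\in\mathcal{U}$ with $f\in U^1_\xi\subseteq U_\xi$ and $g(y_\xi)-a_\xi\in B_\xi$ for \emph{all} $g\in U^1_\xi$. The set $U^1_\xi$ no longer mentions $\xi$, and there are only countably many such sets; fix $\xi\neq\eta$ with $U^1_\xi=U^1_\eta=U'$.

\emph{Step 2: let the function choose, then move the targets.} Take any $g\in U'$. Then $x^*=g(y_\xi)-a_\xi\in B_\xi$ and $x^{**}=g(y_\eta)-a_\eta\in B_\eta$. For $x,x'\in\mathbb{C}$ the function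
\[
g'(z)=g(z)+(x-x^*)\frac{z-y_\eta}{y_\xi-y_\eta}+(x'-x^{**})\frac{z-y_\xi}{y_\eta-y_\xi}
\]
satisfies $g'(y_\xi)=x+a_\xi$ and $g'(y_\eta)=x'+a_\eta$, and it lies in $U'$ when $x,x'$ are close to $x^*,x^{**}$. Small discs $B'\ni x^*$ and $B''\ni x^{**}$ prove the claim.

In Example~\ref{ex:steep} it is Step 2 that fails: the target is tied to the point and cannot be moved.

\subsection{What the labels have to do}
In the full construction there are $\kappa$ functions and points but only $\lambda$ labels, so labels are shared, and each $y_\xi$ is computed from countably many functions $f_\eta$ ($\eta\le\xi$) and targets, indexed by a countable set $A_\xi\subseteq\xi+1$. We prove the ccc by showing that for many countable $E\subseteq\kappa$ the countable poset $P[E]$ of conditions supported in $E$ is a complete suborder of the whole forcing: every condition has a ``shadow'' in $P[E]$, as $U^1_\xi$ is the shadow of the requirement in Step 1. The difficulty is that $E$ has gaps. If $\alpha\in E$, $\xi<\alpha$ and $\xi\notin E$, a condition may prescribe $f_\alpha(y_\xi)=x_\ell+a$ with $\ell=e(\alpha,\xi)$,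 and this prescription has to be forgotten and later restored by moving $x_\ell$. This is possible if, among the objects indexed by $E\cup\{\xi\}$, nothing else depends on $x_\ell$: neither $y_\xi$, nor another point, nor another prescribed value. That is the case if $(\alpha,\xi)$ is the only pair from $E\cup\{\xi\}$ with label $\ell$. The next section turns this into a definition.

\section{Free extensions and the principle $(\star)$}\label{sec:free}

From now on $V\models\mathsf{GCH}$, $\lambda\ge\aleph_1$ and $\kappa=\lambda^+$. A \emph{pair} is $(\alpha,\xi)$ with $\xi<\alpha<\kappa$; it is a \emph{pair of $E$} if $\alpha,\xi\in E$.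

\begin{definition}\label{def:closure}
A \emph{closure system} is a sequence $\langle A_\xi:\xi<\kappa\rangle$ of countable sets with $\xi\in A_\xi\subseteq\xi+1$ and $A_\eta\subseteq A_\xi$ whenever $\eta\in A_\xi$. A set $E\subseteq\kappa$ is \emph{closed} if $A_\xi\subseteq E$ for all $\xi\in E$. Let $\operatorname{cl}(C)=\bigcup_{\xi\in C}A_\xi$.
\end{definition}

The set $\operatorname{cl}(C)$ is closed, contains $C$, has size at most $|C|\cdot\aleph_0$ and is contained in every ordinal that contains $C$. Unions of closed sets are closed. The \emph{trivial} closure system is $A_\xi=\{\xi\}$.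

A \emph{labeling} of $E'$ is a function $e$ defined on the pairs of $E'$. For $E\subseteq E'$ let $\operatorname{Lab}_e(E)$ be the set of labels $e(\alpha,\xi)$ of pairs of $E$.

\begin{definition}\label{def:free}
Let $E\subseteq E'$ be closed and let $e$ be a labeling of $E'$. Then $E'$ is \emph{$e$-free over $E$} if there is a well-order $\prec$ of $E'\setminus E$ such that for every $\xi\in E'\setminus E$, with $E_{\prec\xi}=E\cup\{\eta\in E'\setminus E:\eta\prec\xi\}$:
\begin{itemize}
\item[(F1)] $A_\xi\subseteq E_{\prec\xi}\cup\{\xi\}$;
\item[(F2)] for every $\alpha\in E_{\prec\xi}$ with $\alpha>\xi$, the pair $(\alpha,\xi)$ is the only pair of $E_{\prec\xi}\cup\{\xi\}$ with label $e(\alpha,\xi)$.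
\end{itemize}
\end{definition}

So $E'$ is built from $E$ one point at a time, through closed sets, and whenever a point is inserted below points already present, the pairs joining it to these larger points carry fresh labels. The labels $e(\xi,\eta)$ joining the new point to smaller points may repeat old labels.

\begin{lemma}\label{lem:free}
Let $e$ be a labeling of all sets below.
\begin{itemize}
\item[(a)] (Concatenation) Let $\langle E_i:i\le\delta\rangle$ be an increasing chain of closed sets with $E_j=\bigcup_{i<j}E_i$ for limit $j$, and let each $E_{i+1}$ be $e$-free over $E_i$. Then $E_\delta$ is $e$-free over each $E_i$.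
\item[(b)] (Segments) If $\prec$ witnesses that $E'$ is $e$-free over $E$ and $J$ is a $\prec$-initial segment of $E'\setminus E$, then $E\cup J$ is closed and $e$-free over $E$, and $E'$ is $e$-free over $E\cup J$.
\item[(c)] (Criterion) Let $E\subseteq E'$ be closed. If every pair $(\alpha,\xi)$ with $\alpha\in E$ and $\xi\in E'\setminus E$ is the only pair of $E'$ with its label, then $E'$ is $e$-free over $E$. In particular this holds if there is no such pair.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\prec_k$ witness that $E_{k+1}$ is free over $E_k$. By continuity each $\xi\in E_\delta\setminus E_i$ lies in $E_{k+1}\setminus E_k$ for a unique $k\ge i$. Order $E_\delta\setminus E_i$ first by $k$ and then by $\prec_k$. By continuity again, the set $E_{\prec\xi}$ for this order is $E_k\cup\{\eta\in E_{k+1}\setminus E_k:\eta\prec_k\xi\}$, the same set as for $\prec_k$.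

(b) The set $E\cup J$ is closed by (F1). The restrictions of $\prec$ to $J$ and to its complement produce the same sets $E_{\prec\xi}$ as $\prec$.

(c) Order $E'\setminus E$ by $\in$, so that $E_{\prec\xi}=E\cup(E'\cap\xi)$. (F1) holds since $A_\xi\subseteq E'\cap(\xi+1)$. If $\alpha\in E_{\prec\xi}$ and $\alpha>\xi$, then $\alpha\in E$, and the hypothesis gives (F2).
\end{proof}

The order $\in$ does not always work, and this is why the definition allows any well-order. In the trivial closure system let $\eta<\zeta<\xi<\alpha$, $E=\{\eta,\alpha\}$, $E'=\{\eta,\zeta,\xi,\alpha\}$, and let $e(\zeta,\eta)=e(\alpha,\xi)$ be the only coincidence of labels. Adding $\xi$ and then $\zeta$ satisfies (F2). Adding $\zeta$ first does not, since then the label of $(\alpha,\xi)$ is already in use when $\xi$ arrives.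

\begin{definition}\label{def:star}
For a closure system, $(\star)$ is the statement: there are a labeling $e$ of $\kappa$ with values in a set $L$, $|L|\le\lambda$, and a family $\mathcal{G}$ of countable closed subsets of $\kappa$ such that
\begin{itemize}
\item[(i)] for each $\Phi:[\kappa]^{<\omega}\to[\kappa]^{\le\omega}$ some $E\in\mathcal{G}$ is closed under $\Phi$, that is, $\Phi(s)\subseteq E$ for all finite $s\subseteq E$;
\item[(ii)] for $E\in\mathcal{G}$ and countable $C\subseteq\kappa$ there is $E'\in\mathcal{G}$ with $E\cup C\subseteq E'$ and $E'$ $e$-free over $E$.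
\end{itemize}
\end{definition}

\begin{remark}\label{rem:injective}
The tension in $(\star)$ is between (ii) and the bound $|L|\le\lambda$, and the bound is tight. Let $\alpha<\kappa$. By (i), applied to the constant function with value $\{\alpha\}$, there is $E\in\mathcal{G}$ with $\alpha\in E$. For $\xi\ne\eta$ in $\alpha\setminus E$ take $E'\supseteq E\cup\{\xi,\eta\}$ free over $E$, say with $\eta\prec\xi$. Then $(\alpha,\eta)$ is a pair of $E_{\prec\xi}$, so $e(\alpha,\xi)\ne e(\alpha,\eta)$. Thus $e(\alpha,\cdot)$ is injective on $\alpha\setminus E$, and $\alpha=\lambda$ gives $|L|\ge\lambda$.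
\end{remark}

\begin{theorem}\label{thm:star}
For every closure system in $V$ there is a $\sigma$-closed forcing $R$ that preserves all cofinalities and forces $(\star)$ for this closure system.
\end{theorem}

The proof is given in Section~\ref{sec:star}.

\section{Complete suborders and absoluteness}\label{sec:background}

\subsection{Complete suborders}
Let $P_0\subseteq P_1$ be posets, $P_0$ with the induced order. An element $r\in P_0$ is a \emph{reduction} of $p\in P_1$ if every $r'\le r$ in $P_0$ is compatible with $p$ in $P_1$. We write $P_0\lessdot P_1$ if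
\begin{itemize}
\item[(CS1)] elements of $P_0$ that are compatible in $P_1$ are compatible in $P_0$;
\item[(CS2)] every $p\in P_1$ has a reduction in $P_0$.
\end{itemize}
If $r$ is a reduction of $p$, so is every $r'\le r$ in $P_0$. Every $r\in P_0$ is a reduction of itself.

\begin{lemma}\label{lem:complete}
\begin{itemize}
\item[(a)] $\lessdot$ is transitive.
\item[(b)] If $P_0\subseteq P_1\subseteq P_2$ and $P_0,P_1\lessdot P_2$, then $P_0\lessdot P_1$.
\item[(c)] If $\langle P^i:i\le\theta\rangle$ is increasing, $P^j=\bigcup_{i<j}P^i$ for limit $j\le\theta$, and $P^i\lessdot P^{i+1}$ for $i<\theta$, then $P^0\lessdot P^\theta$.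
\item[(d)] If $P_0\lessdot P_1$ and $p\in P_1$ is below $r_1,r_2\in P_0$, then $p$ has a reduction below $r_1$ and $r_2$.
\item[(e)] If $P_0\lessdot P_1$ and $G$ is $P_1$-generic, then $G\cap P_0$ is $P_0$-generic.
\item[(f)] If $P_0\lessdot P_1$ and $H$ is $P_0$-generic and contains a reduction of $p\in P_1$, then in a further extension there is a $P_1$-generic $G\ni p$ with $G\cap P_0=H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P_0\lessdot P_1\lessdot P_2$. (CS1) is applied twice. Let $p\in P_2$ have reduction $r_1\in P_1$, and let $r_0\in P_0$ be a reduction of $r_1$. If $r'\le r_0$ in $P_0$, some $r''\in P_1$ is below $r'$ and $r_1$, and $r''$ is compatible with $p$.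

(b) Elements of $P_0$ compatible in $P_1$ are compatible in $P_2$, hence in $P_0$. Let $r\in P_0$ be a reduction of $p\in P_1$ with respect to $P_2$. If $r'\le r$ in $P_0$, then $r'$ and $p$ are compatible in $P_2$, hence in $P_1$.

(c) By induction on $j$, $P^0\lessdot P^j$, using (a) at successors. At a limit $j$, a common extension of two elements of $P^0$, or an element to be reduced, lies in some $P^i$ with $i<j$, and $P^0\lessdot P^i$ applies.

(d) Let $r$ be a reduction of $p$. It is compatible with $p\le r_1$, so by (CS1) some $r'\in P_0$ is below $r$ and $r_1$. Repeat with the reduction $r'$ and $r_2$.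

(e) Let $D\subseteq P_0$ be dense. Given $p\in P_1$ with reduction $r$, take $d\le r$ in $D$; it is compatible with $p$. So the elements of $P_1$ below an element of $D$ are dense, and $G\cap D\ne\emptyset$. If $g,g'\in G\cap P_0$, the set of $d\in P_0$ that are below both or incompatible in $P_0$ with one of them is dense in $P_0$, so $G$ contains such a $d$, and by (CS1) $d\le g,g'$.

(f) Let $Q$ be the set of $q\in P_1$ that are compatible in $P_1$ with every $h\in H$. If some $r\in H$ is a reduction of $q$, then $q\in Q$: for $h\in H$ take $h'\le h,r$ in $H$, which is compatible with $q$. So $p\in Q$.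

We claim that if $D\subseteq P_1$ is a dense set of the ground model, then $D\cap Q$ is dense in $Q$. Let $q\in Q$ and let $D_0$ be the set of $h\in P_0$ that are incompatible with $q$ or are a reduction of some $q'\le q$ in $D$. It is dense in $P_0$: if $h_0\in P_0$ is compatible with $q$, take $q'\in D$ below $h_0$ and $q$, and by (d) a reduction of $q'$ below $h_0$. Now take $h\in H\cap D_0$. It is compatible with $q$, so it is a reduction of some $q'\le q$ in $D$, and $q'\in Q$.

Let $G_Q\ni p$ be $Q$-generic over the extension by $H$, and let $G$ be its upward closure in $P_1$. By the claim $G$ is $P_1$-generic. For $h\in H$, the claim for $D=\{q:q\le h\text{ or }q\perp h\}$ shows that the $q\in Q$ below $h$ are dense in $Q$; so $H\subseteq G$. If $g\in G\cap P_0$, some $h\in H$ is below $g$ or incompatible with $g$ in $P_0$. The latter is impossible by (CS1), since $g,h\in G$. So $g\in H$.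
\end{proof}

\subsection{Absoluteness}\label{sec:absolute}
Entire functions are coded by their Taylor coefficients, hence by reals. For a countable set $A$ let
\[
\mathcal{X}_A=\mathcal{H}^A\times\mathbb{C}^{[A]^2},
\]
a Polish space; after fixing an enumeration of $A$, its points and the codes of Borel functions $\mathcal{X}_A\to\mathbb{C}$ are reals. Elements of $\mathcal{U}$ and $\mathcal{B}$ and coded Borel functions are reinterpreted in each model. A statement about reals is $\Sigma^1_2$ if it has the form $\exists u\,\forall v\,\psi$, with $u,v$ ranging over reals and $\psi$ arithmetical, and $\Pi^1_2$ if it is the negation of such a statement; with only one real quantifier it is $\Sigma^1_1$ or $\Pi^1_1$. We call $\Sigma^1_2$ and $\Pi^1_2$ statements \emph{absolute}, because of Shoenfield's theorem: if $M\subseteq N$ are transitive models of $\mathsf{ZFC}$ with the same ordinals, such a statement with parameters in $M$ holds in $M$ if and only if it holds in $N$. The statements that we need are the following.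
\begin{itemize}
\item $\Sigma^1_1$: ``$U\cap\mathcal{H}[\sigma]\ne\emptyset$''; ``$v$ is in the range of the Borel function $\iota$''.
\item $\Pi^1_1$: ``$U'\subseteq U$''; ``$\overline{U'}\subseteq U$''; ``$g(y)-a\in B$ for all $g\in U$''; ``the Borel function $\iota$ is injective''.
\item Both $\Sigma^1_1$ and $\Pi^1_1$: ``$f\in U$''; ``$\Psi(\mathbf{d})=z$'' for a coded Borel function $\Psi$.
\item $\Pi^1_2$: ``$U\cap\mathcal{H}[\sigma\cup\{(y,x+a)\}]\ne\emptyset$ for all $x\in B$''.
\end{itemize}

\section{The forcing $P_\kappa$ and its generic objects}\label{sec:forcing}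

\subsection{Bookkeeping}
Every complex number of the final model has to appear as some $y_\xi$. In a ccc extension a complex number is a Borel function of countably many generic objects, so we list all such instructions in advance. Work in $V$, where $\kappa^{\aleph_0}=\kappa$. Let $*$ be a symbol, and let $\langle(A^0_\xi,\Psi^0_\xi):\xi<\kappa\rangle$ enumerate, each one $\kappa$ many times, all $(A,\Psi)$ with $A\in[\kappa]^{\le\omega}$ and $\Psi$ a code of a Borel function $\mathcal{X}_{A\cup\{*\}}\to\mathbb{C}$. Define $A_\xi$ and $\Psi_\xi$ by recursion. If $A^0_\xi\subseteq\xi$ and $A_\eta\subseteq A^0_\xi$ for all $\eta\in A^0_\xi$, let $A_\xi=A^0_\xi\cup\{\xi\}$ and let $\Psi_\xi:\mathcal{X}_{A_\xi}\to\mathbb{C}$ be $\Psi^0_\xi$ with $*$ read as $\xi$. Otherwise let $A_\xi=\{\xi\}$ and let $\Psi_\xi$ be the constant $0$. Then $\langle A_\xi:\xi<\kappa\rangle$ is a closure system.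

Let $V_1$ be a generic extension of $V$ by the forcing $R$ of Theorem~\ref{thm:star} for this closure system, and let $e$ and $\mathcal{G}$ witness $(\star)$ in $V_1$. The model $V_1$ has the same cofinalities, reals and countable sets of ordinals as $V$; so $\kappa=\lambda^+=\kappa^{\aleph_0}$ holds in $V_1$. \emph{Until the end of Section~\ref{sec:proof} the ground model is $V_1$.} ``Free'' means $e$-free, $\operatorname{Lab}=\operatorname{Lab}_e$, and $L^*=\operatorname{Lab}(\kappa)$ is the range of $e$, so $|L^*|\le\lambda$.

\subsection{Conditions}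
We define posets $P_\alpha$ ($\alpha\le\kappa$), a set $W\subseteq\kappa$ and $P_{\xi+1}$-names $\dot y_\xi$ ($\xi\in W$) for pairwise distinct complex numbers. The instruction $\Psi_\xi$ might return a point that is already listed, while Lemma~\ref{lem:perturb}(c) needs distinct points; the set $W$ consists of the indices at which a new point is guaranteed. The definition is a recursion: $P_\alpha$ uses $W\cap\beta$ and the names $\dot y_\xi$ ($\xi\in W\cap\beta$) for $\beta<\alpha$; Lemmas~\ref{lem:glue} and~\ref{lem:objects} for $P_{\xi+1}$ supply names $\dot x_\ell$ ($\ell\in L^*$) and $\dot f_\eta$ ($\eta\le\xi$); then Definition~\ref{def:points} decides whether $\xi\in W$.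

A \emph{$\beta$-approximation} is a pair $(s,U)$ with $U\in\mathcal{U}$ and $s$ a finite partial function $W\cap\beta\to\mathbb{Q}(\mathrm{i})$ that is \emph{admissible}: if $\xi\ne\eta$ are in $\operatorname{dom}s$ and $e(\beta,\xi)=e(\beta,\eta)$, then $s(\xi)\ne s(\eta)$. (Admissibility makes $f_\beta$ injective on the listed points.) Write $(s',U')\le(s,U)$ if $s'\supseteq s$ and $U'\subseteq U$. In a model containing the relevant points let
\[
\sigma_\beta(s)=\{(y_\xi,\,x_{e(\beta,\xi)}+s(\xi)):\xi\in\operatorname{dom}s\},
\]
a finite partial function because the $y_\xi$ are distinct. A function $f$ \emph{realizes} $(s,U)$ at $\beta$ if $f\in U\cap\mathcal{H}[\sigma_\beta(s)]$, and $(s,U)$ is \emph{$\beta$-realizable} if such an $f$ exists. This is an absolute statement about the points $y_\xi$ and $x_{e(\beta,\xi)}$, $\xi\in\operatorname{dom}s$.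

\begin{definition}\label{def:P}
A condition $p\in P_\alpha$ consists of a finite partial function $c^p:L^*\to\mathcal{B}$, a finite set $I^p\subseteq\alpha$, and $\beta$-approximations $p(\beta)=(s^p_\beta,U^p_\beta)$ for $\beta\in I^p$, such that for each $\beta\in I^p$
\[
p|\beta\in P_\beta\quad\text{and}\quad p|\beta\Vdash_{P_\beta}\text{``}p(\beta)\text{ is }\beta\text{-realizable''}.
\]
Here $p|\beta$ consists of $c^p$ and the $p(\gamma)$ with $\gamma\in I^p\cap\beta$. Let $q\le p$ if $\operatorname{dom}c^p\subseteq\operatorname{dom}c^q$, $c^q(\ell)\subseteq c^p(\ell)$ for $\ell\in\operatorname{dom}c^p$, $I^p\subseteq I^q$, and $q(\beta)\le p(\beta)$ for $\beta\in I^p$.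
\end{definition}

Thus $P_0$ is Cohen forcing for the targets $x_\ell$. For $\beta\le\alpha$ we have $P_\beta\subseteq P_\alpha$, the map $p\mapsto p|\beta$ sends $P_\alpha$ to $P_\beta$ and preserves the order, and $p\le p|\beta$. For $r\in P_\beta$ we write $r\cup p|[\beta,\alpha)$ for the object consisting of $c^r$, the $r(\gamma)$ and the $p(\gamma)$ with $\gamma\in I^p\setminus\beta$; similar expressions are read in the same way.

\begin{lemma}[Gluing]\label{lem:glue}
Let $p\in P_\alpha$ and $\beta\le\alpha$.
\begin{itemize}
\item[(a)] If $r\le p|\beta$ in $P_\beta$, then $r\cup p|[\beta,\alpha)$ is a condition below $r$ and $p$. In particular, shrinking discs of $c^p$ or adding new ones yields a condition below $p$.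
\item[(b)] $P_\beta\lessdot P_\alpha$, and $p|\beta$ is a reduction of $p$.
\item[(c)] Let $\beta<\alpha$, let $(s,U)$ be a $\beta$-approximation with $(s,U)\le p(\beta)$ in case $\beta\in I^p$, and let $r\le p|\beta$ in $P_\beta$ force that $(s,U)$ is $\beta$-realizable. Then $q=r\cup\{(\beta,(s,U))\}\cup p|(\beta,\alpha)$ is a condition below $r$ and $p$.
\item[(d)] Let $\beta$ and $(s,U)$ be as in (c), and let $G_\beta\ni p|\beta$ be $P_\beta$-generic with $(s,U)$ $\beta$-realizable in $V_1[G_\beta]$. Then there is $q\le p$ with $q(\beta)=(s,U)$, and $q|\beta$ can be taken to force any given statement that holds in $V_1[G_\beta]$.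
\end{itemize}
\end{lemma}

\begin{proof}
For (a) and (c), let $q$ be the glued object. By induction on $\gamma\le\alpha$, $q|\gamma$ is a condition below $p|\gamma$. Indeed, at $\gamma'\in I^r$ we have $q|\gamma'=r|\gamma'$, which forces what $r$ requires; at $\gamma'=\beta$ in (c), $q|\beta=r$ forces realizability by assumption; and at the remaining $\gamma'\in I^q$ we have $q(\gamma')=p(\gamma')$ and $q|\gamma'\le p|\gamma'$ by induction. The last sentence of (a) is the case $\beta=0$. In (b), (CS2) follows from (a); and if $q\in P_\alpha$ extends two elements of $P_\beta$, so does $q|\beta$. For (d) take $r\in G_\beta$ below $p|\beta$ forcing realizability and the given statement, and apply (c).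
\end{proof}

For $P_\alpha$-generic $G$ let $G_\beta=G\cap P_\beta=\{p|\beta:p\in G\}$, which is $P_\beta$-generic. For $\ell\in L^*$, $B\in\mathcal{B}$, $\beta<\alpha$, $U\in\mathcal{U}$, let $[\ell,B]$ be the condition with $c=\{(\ell,B)\}$ and $I=\emptyset$, and let $[\beta,U]$ be the condition with $c=\emptyset$, $I=\{\beta\}$ and approximation $(\emptyset,U)$. These are the \emph{basic conditions}. By Lemma~\ref{lem:glue}(c) with $(s,U)=(\emptyset,U)$, the conditions $p$ with $\beta\in I^p$ are dense in $P_\alpha$.

\subsection{The generic objects}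

\begin{lemma}\label{lem:objects}
Let $G$ be $P_\alpha$-generic.
\begin{itemize}
\item[(a)] For $\ell\in L^*$ there is a unique $x_\ell\in\mathbb{C}$ lying in $c^p(\ell)$ for all $p\in G$ with $\ell\in\operatorname{dom}c^p$. It belongs to $V_1[G_0]$. If $\ell\ne\ell'$, then $x_\ell-x_{\ell'}\notin\mathbb{Q}(\mathrm{i})$.
\item[(b)] For $\beta<\alpha$ there is a unique $f_\beta\in\mathcal{H}$ lying in $U^p_\beta$ for all $p\in G$ with $\beta\in I^p$. It belongs to $V_1[G_{\beta+1}]$, and it realizes $p(\beta)$ at $\beta$ for all such $p$.
\end{itemize}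
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:glue}(a), below any $p$ it is dense that $c(\ell)$ is defined, has radius less than $1/n$, and has its closure inside $c^p(\ell)$ (if defined). The discs $c^p(\ell)$, $p\in G$, have the finite intersection property, so their closures have exactly one common point, and it lies in each disc since each contains the closure of another. Let $\ell\neq\ell'$ and $t\in\mathbb{Q}(\mathrm{i})$. Given discs at $\ell$ and $\ell'$, choose points $b,b'$ in them with $b-b'\ne t$ and shrink the discs around $b,b'$ so that no difference equals $t$. By density $x_\ell-x_{\ell'}\ne t$.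

(b) Let $p\in P_\alpha$, $\beta\in I^p$, $n\ge1$. In an extension by a $P_\beta$-generic filter containing $p|\beta$ take $f$ realizing $p(\beta)$, and by Lemma~\ref{lem:perturb}(a) take $U'=U(h,m,\epsilon)\ni f$ with $m\ge n$, $\epsilon<1/n$, $\overline{U'}\subseteq U^p_\beta$. By Lemma~\ref{lem:glue}(d) there is $q\le p$ with $q(\beta)=(s^p_\beta,U')$. The same argument applies to every extension of $p$, so such sets $U'$ occur densely below $p$.

Hence there are decreasing $p_n\in G$ ($n\ge1$) with $U^{p_n}_\beta=U_n=U(h_n,m_n,\epsilon_n)$, $m_n\ge n$, $\epsilon_n<1/n$ and $\overline{U_{n+1}}\subseteq U_n$. For $k\ge n$ we have $h_k\in U_k\subseteq U_n$, so $|h_k-h_n|<1/n$ on $|z|\le n$. Therefore $(h_n)$ converges to some $f_\beta\in\mathcal{H}$, and $f_\beta\in\overline{U_{n+1}}\subseteq U_n$ for all $n$. Any $g_n\in U_n$ satisfies $|g_n-f_\beta|<2/n$ on $|z|\le n$; so \emph{any} sequence with $g_n\in U_n$ converges to $f_\beta$. This gives uniqueness.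

Let $p\in G$ with $\beta\in I^p$. Pick $q\le p$ in $G$ with $\overline{U^q_\beta}\subseteq U^p_\beta$, and let $q_n\in G$ extend $q$ and $p_n$. In $V_1[G_\beta]$ some $g_n$ realizes $q_n(\beta)$. Then $g_n\in U_n\cap U^q_\beta$ and $g_n\in\mathcal{H}[\sigma_\beta(s^p_\beta)]$. In the limit, $f_\beta\in\overline{U^q_\beta}\subseteq U^p_\beta$ and $f_\beta\in\mathcal{H}[\sigma_\beta(s^p_\beta)]$. Finally, the sets $U^p_\beta$ with $p\in G$ are the same as those with $p\in G_{\beta+1}$, so $f_\beta$ is the function obtained from $G_{\beta+1}$.
\end{proof}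

For a countable $A\subseteq\alpha$ in $V_1$ let
\[
\mathbf{d}_A=\big(\langle f_\eta:\eta\in A\rangle,\ \langle x_{e(\beta,\eta)}:(\beta,\eta)\text{ a pair of }A\rangle\big)\in\mathcal{X}_A .
\]

\begin{definition}\label{def:points}
Put $\xi\in W$ if and only if $\Vdash_{P_{\xi+1}}\Psi_\xi(\mathbf{d}_{A_\xi})\notin\{\dot y_\eta:\eta\in W\cap\xi\}$. For $\xi\in W$ let $\dot y_\xi$ be a $P_{\xi+1}$-name for $\Psi_\xi(\mathbf{d}_{A_\xi})$.
\end{definition}

This completes the recursion. The $y_\xi$ ($\xi\in W$) are forced to be pairwise distinct, and $y_\xi\in V_1[G_{\xi+1}]$.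

\begin{lemma}\label{lem:fprops}
Let $G$ be $P_\alpha$-generic and $\beta<\alpha$.
\begin{itemize}
\item[(a)] For $\xi\in W\cap\beta$ there is $p\in G$ with $\beta\in I^p$ and $\xi\in\operatorname{dom}s^p_\beta$. Hence $f_\beta(y_\xi)\in x_{e(\beta,\xi)}+\mathbb{Q}(\mathrm{i})$.
\item[(b)] $f_\beta$ is injective on $\{y_\xi:\xi\in W\cap\beta\}$.
\item[(c)] $f_\beta\notin V_1[G_\beta]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $p\in P_\alpha$ with $\beta\in I^p$, $p(\beta)=(s,U)$ and $\xi\notin\operatorname{dom}s$. In an extension by a $P_\beta$-generic filter containing $p|\beta$ let $f$ realize $(s,U)$. As $y_\xi\notin\operatorname{dom}\sigma_\beta(s)$, Lemma~\ref{lem:perturb}(c) gives a neighborhood $O$ of $f(y_\xi)$ such that $U\cap\mathcal{H}[\sigma_\beta(s)\cup\{(y_\xi,v)\}]\ne\emptyset$ for $v\in O$. There are infinitely many $a\in\mathbb{Q}(\mathrm{i})$ with $x_{e(\beta,\xi)}+a\in O$; choose one outside the range of $s$. Then $(s\cup\{(\xi,a)\},U)$ is a realizable $\beta$-approximation, and Lemma~\ref{lem:glue}(d) applies. The second sentence follows from Lemma~\ref{lem:objects}(b).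

(b) Let $\xi\ne\eta$ in $W\cap\beta$ and take $p\in G$ with $\xi,\eta\in\operatorname{dom}s^p_\beta$. Then $f_\beta(y_\xi)=x_\ell+s^p_\beta(\xi)$ and $f_\beta(y_\eta)=x_{\ell'}+s^p_\beta(\eta)$ with $\ell=e(\beta,\xi)$, $\ell'=e(\beta,\eta)$. If $\ell=\ell'$ these values differ by admissibility, and if $\ell\ne\ell'$ they differ because $x_\ell-x_{\ell'}\notin\mathbb{Q}(\mathrm{i})$.

(c) Otherwise there are a $P_\beta$-name $\dot g$ and $p\in G$ with $\beta\in I^p$ forcing $\dot f_\beta=\dot g$. Let $p(\beta)=(s,U)$ and work in $V_1[G_\beta]$, where $g$ is an entire function. Let $f$ realize $(s,U)$. By Lemma~\ref{lem:perturb}(b), $f$ or $f+tg_{\sigma_\beta(s)}$ with small $t\ne0$ realizes $(s,U)$ and differs from $g$; it lies in some $U'\in\mathcal{U}$ with $U'\subseteq U$ and $g\notin U'$. By Lemma~\ref{lem:glue}(d) there is $q\le p$ with $q(\beta)=(s,U')$ and $q|\beta\Vdash\dot g\in\mathcal{H}\setminus U'$. Then $q$ forces $\dot f_\beta\in U'$ and $\dot g\notin U'$, a contradiction.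
\end{proof}

The generic filter can be recovered from the generic objects. Say that the generic objects \emph{satisfy} $p\in P_\alpha$ if $x_\ell\in c^p(\ell)$ for $\ell\in\operatorname{dom}c^p$ and $f_\beta$ realizes $p(\beta)$ at $\beta$ for $\beta\in I^p$.

\begin{lemma}\label{lem:recognize}
Let $G$ be $P_\alpha$-generic and $p\in P_\alpha$. Then $p\in G$ if and only if the generic objects satisfy $p$. In particular, $x_\ell\in B$ if and only if $[\ell,B]\in G$, and $f_\beta\in U$ if and only if $[\beta,U]\in G$.
\end{lemma}

\begin{proof}
The forward direction is Lemma~\ref{lem:objects}. For the converse we use induction on $|I^p|$. Suppose that the objects satisfy $p$ and $p\notin G$. By genericity some $r\in G$ is incompatible with $p$.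

Let $I^p=\emptyset$. For $\ell\in\operatorname{dom}c^p\cup\operatorname{dom}c^r$ choose $c''(\ell)\in\mathcal{B}$ containing $x_\ell$ and contained in $c^p(\ell)$ and $c^r(\ell)$, as far as these are defined. By Lemma~\ref{lem:glue}(a), $r$ with $c^r$ replaced by $c''$ is a condition; it is below $r$ and $p$, a contradiction.

Otherwise let $\beta=\max I^p$. By induction $p|\beta\in G$. Extending $r$ inside $G$, and using Lemma~\ref{lem:fprops}(a), we may assume $r\le p|\beta$, $\beta\in I^r$ and $\operatorname{dom}s^r_\beta\supseteq\operatorname{dom}s^p_\beta$. Since $f_\beta$ realizes both $p(\beta)$ and $r(\beta)$, both $s^p_\beta(\xi)$ and $s^r_\beta(\xi)$ equal $f_\beta(y_\xi)-x_{e(\beta,\xi)}$ for $\xi\in\operatorname{dom}s^p_\beta$; so $s^p_\beta\subseteq s^r_\beta$. Take $U''\in\mathcal{U}$ with $f_\beta\in U''\subseteq U^p_\beta\cap U^r_\beta$. Then $(s^r_\beta,U'')$ is $\beta$-realizable in $V_1[G]$, hence in $V_1[G_\beta]$ by absoluteness. Lemma~\ref{lem:glue}(d) gives $q\le r$ with $q(\beta)=(s^r_\beta,U'')\le p(\beta)$. As $q\le p|\beta$ and $\beta=\max I^p$, we get $q\le p$,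 a contradiction.
\end{proof}

\section{The countable chain condition}\label{sec:ccc}

\subsection{Suborders and the objects that they see}
The proof of the ccc repeatedly moves a forced statement from a condition to a condition in a smaller poset. The following lemma is the only tool needed for this. A set $Q\subseteq P_\alpha$ \emph{sees $x_\ell$} if it contains all $[\ell,B]$; it \emph{sees $f_\zeta$} ($\zeta<\alpha$) if it contains all $[\zeta,U]$; and it \emph{sees $y_\eta$} ($\eta\in W\cap\alpha$) if it sees $f_\zeta$ for all $\zeta\in A_\eta$ and $x_\ell$ for all $\ell\in\operatorname{Lab}(A_\eta)$.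

\begin{lemma}\label{lem:see}
Let $Q\lessdot P_\alpha$ and let $\varphi$ be an absolute statement about finitely many generic objects seen by $Q$ and about parameters from $V_1$.
\begin{itemize}
\item[(a)] If $G$ is $P_\alpha$-generic and $\varphi$ holds in $V_1[G]$, then below every element of $G\cap Q$ there is $r\in G\cap Q$ with $r\Vdash_{P_\alpha}\varphi$.
\item[(b)] If $p\Vdash_{P_\alpha}\varphi$ and $r\in Q$ is a reduction of $p$, then $r\Vdash_{P_\alpha}\varphi$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $G$ be $P_\alpha$-generic and $H=G\cap Q$. If $Q$ sees $x_\ell$, then by Lemma~\ref{lem:recognize} $x_\ell$ is the limit of the centers of the discs $B_n$, where $B_n$ is the first disc (in a fixed enumeration) of radius less than $1/n$ with $[\ell,B_n]\in H$. If $Q$ sees $f_\zeta$, then $f_\zeta$ is the limit of the polynomials $h_n$, where $U(h_n,n,\epsilon_n)$ is the first set of this form with $\epsilon_n<1/n$ and $[\zeta,U(h_n,n,\epsilon_n)]\in H$. If $Q$ sees $y_\eta$, then $\mathbf{d}_{A_\eta}$ is computed from $H$ in this way, and $y_\eta=\Psi_\eta(\mathbf{d}_{A_\eta})$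 has the same value in $V_1[H]$ and in $V_1[G]$. So the objects seen by $Q$ lie in $V_1[H]$ and are obtained from $H$ by a recipe that does not depend on $G$. By Lemma~\ref{lem:complete}(f) every $Q$-generic $H$ is of the form $G\cap Q$, so the recipe defines $Q$-names. By absoluteness,
\begin{equation}\label{eq:see}
\varphi\text{ holds in }V_1[G]\iff\varphi\text{ holds in }V_1[G\cap Q].
\end{equation}

(a) By \eqref{eq:see}, some $r\in H$ forces $\varphi$ over $Q$, and we can take it below a given element of the filter $H$. If $G'\ni r$ is $P_\alpha$-generic, then $\varphi$ holds in $V_1[G'\cap Q]$, hence in $V_1[G']$.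

(b) Let $G\ni r$ be $P_\alpha$-generic and $H=G\cap Q$. By Lemma~\ref{lem:complete}(f) there is a $P_\alpha$-generic $G'\ni p$ with $G'\cap Q=H$. Then $\varphi$ holds in $V_1[G']$, hence in $V_1[H]$, hence in $V_1[G]$.
\end{proof}

For $E\subseteq\kappa$ let $P_\alpha[E]$ be the set of $p\in P_\alpha$ with $\operatorname{dom}c^p\subseteq\operatorname{Lab}(E)$, $I^p\subseteq E$ and $\operatorname{dom}s^p_\beta\subseteq E$ for $\beta\in I^p$. The following properties are read off from the definition.
\begin{itemize}
\item[(P1)] $P_\alpha[\kappa]=P_\alpha$, since $L^*=\operatorname{Lab}(\kappa)$. Each $p\in P_\alpha[E]$ lies in $P_\alpha[E_0]$ for a finite $E_0\subseteq E$, a \emph{support} of $p$. If $E$ is countable, so is $P_\alpha[E]$.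
\item[(P2)] If $p\in P_\alpha[E]$ and $\beta\le\alpha$, then $p|\beta\in P_\beta[E]=P_\alpha[E]\cap P_\beta$. If also $r\in P_\beta[E]$ and $r\le p|\beta$, then $r\cup p|[\beta,\alpha)\in P_\alpha[E]$.
\item[(P3)] If $E$ is closed, then $P_\alpha[E]$ sees $x_\ell$ for $\ell\in\operatorname{Lab}(E)$, $f_\zeta$ for $\zeta\in E\cap\alpha$, and $y_\eta$ for $\eta\in E\cap W\cap\alpha$, because $A_\eta\subseteq E\cap(\eta+1)$. If $\alpha\in E$ and $(s,U)$ is an $\alpha$-approximation with $\operatorname{dom}s\subseteq E$, then $P_\alpha[E]$ sees all objects in ``$(s,U)$ is $\alpha$-realizable''.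
\end{itemize}

We shall pass from one set in $\mathcal{G}$ to a larger one point by point, and the intermediate sets need not be in $\mathcal{G}$. The induction therefore runs over a larger family. Let $\mathcal{G}^*$ be the set of countable closed $E\subseteq\kappa$ such that for every countable $C\subseteq\kappa$ there is $E''\in\mathcal{G}$ that contains $E\cup C$ and is free over $E$.

\begin{lemma}\label{lem:Gstar}
$\mathcal{G}\subseteq\mathcal{G}^*$. If $E$ is closed, $E'\in\mathcal{G}$ is free over $E$ as witnessed by $\prec$, and $J$ is a $\prec$-initial segment of $E'\setminus E$, then $E\cup J\in\mathcal{G}^*$.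
\end{lemma}

\begin{proof}
The first statement is $(\star)$(ii). For the second, $E\cup J$ is countable and closed, and $E'$ is free over it by Lemma~\ref{lem:free}(b). Given $C$, take $E''\in\mathcal{G}$ containing $E'\cup C$ and free over $E'$, and concatenate.
\end{proof}

\begin{theorem}\label{thm:suborder}
For all $\alpha\le\kappa$ and $E\in\mathcal{G}^*$, $P_\alpha[E]\lessdot P_\alpha$.
\end{theorem}

Before the proof we derive the chain condition; this is where $(\star)$(i) is used.

\begin{proposition}\label{prop:ccc}
For all $\alpha\le\kappa$, $P_\alpha$ is ccc.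
\end{proposition}

\begin{proof}
Let $\mathcal{Z}\subseteq P_\alpha$ be a maximal antichain. For $r\in P_\alpha$ pick $z_r\in\mathcal{Z}$ and $w_r\le r,z_r$. For finite $s\subseteq\kappa$ let $\Phi(s)$ be the union of chosen supports of $z_r$ and $w_r$ for the countably many $r\in P_\alpha[s]$. Let $E\in\mathcal{G}$ be closed under $\Phi$. By (P1), $r\in P_\alpha[E]$ implies $z_r,w_r\in P_\alpha[E]$. Let $p\in\mathcal{Z}$ and let $r\in P_\alpha[E]$ be a reduction of $p$. Then $w_r\le r$ is compatible with $p$, hence so is $z_r$, and $p=z_r\in P_\alpha[E]$. So $\mathcal{Z}\subseteq P_\alpha[E]$ is countable.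
\end{proof}

We prove Theorem~\ref{thm:suborder} by induction on $\alpha$. Let $(\mathrm{IH})_\alpha$ be the statement that $P_\beta[E]\lessdot P_\beta$ for all $\beta\le\alpha$ and $E\in\mathcal{G}^*$.

\subsection{A target that nothing depends on}
The next lemma makes precise that a uniquely used label leaves its target free to move: below $\alpha$, the disc at that label can be deleted from a condition, and the poset without that label still sees everything else.

\begin{lemma}\label{lem:delete}
Assume $(\mathrm{IH})_\alpha$. Let $E^+\in\mathcal{G}^*$ and let $(\alpha,\xi)$ be a pair of $E^+$ that is the only pair of $E^+$ with label $\ell$. For $p\in P_\alpha[E^+]$ let $p^-$ be $p$ with $\ell$ removed from $\operatorname{dom}c^p$. For $\beta\le\alpha$ let $P^-_\beta=\{p\in P_\beta[E^+]:\ell\notin\operatorname{dom}c^p\}$. Then for all $\beta\le\alpha$: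
\begin{itemize}
\item[(a)] if $p\in P_\beta[E^+]$, then $p^-\in P^-_\beta$;
\item[(b)] $P^-_\beta\lessdot P_\beta$, and $p^-$ is a reduction of $p$ for $p\in P_\beta[E^+]$;
\item[(c)] $P^-_\beta$ sees $x_{\ell'}$ for $\ell'\in\operatorname{Lab}(E^+)\setminus\{\ell\}$, $f_\zeta$ for $\zeta\in E^+\cap\beta$, and $y_\eta$ for $\eta\in E^+\cap W\cap\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(c) The basic conditions for these $x_{\ell'}$ and $f_\zeta$ do not mention $\ell$. For $y_\eta$: we have $A_\eta\subseteq E^+\cap(\eta+1)$ and $\eta<\beta\le\alpha$, so the pairs of $A_\eta$ are pairs of $E^+$ other than $(\alpha,\xi)$, and $\ell\notin\operatorname{Lab}(A_\eta)$.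

(a) for $\beta$ implies (b) for $\beta$. If $q\in P_\beta[E^+]$ extends two elements of $P^-_\beta$, so does $q^-\in P^-_\beta$. If $p\in P_\beta[E^+]$ and $r'\le p^-$ in $P_\beta^-$, then $r'$ with the disc $c^p(\ell)$ added (if defined) is in $P_\beta[E^+]$ by Lemma~\ref{lem:glue}(a), and it is below $r'$ and $p$. So $P^-_\beta\lessdot P_\beta[E^+]\lessdot P_\beta$, by $(\mathrm{IH})_\alpha$.

(a) We use induction on $\beta$. For $\beta=0$ there is nothing to force. For limit $\beta$, each $p\in P_\beta[E^+]$ lies in $P_\gamma[E^+]$ for some $\gamma<\beta$. Let $\beta<\alpha$, assume (a) and hence (b) for $\beta$, and let $p\in P_{\beta+1}[E^+]$. If $\beta\notin I^p$, then $p\in P_\beta[E^+]$. Let $\beta\in I^p$. The statement ``$p(\beta)$ is $\beta$-realizable'' is about points $y_\eta$ with $\eta\in E^+\cap W\cap\beta$ and targets $x_{e(\beta,\eta)}$, where $(\beta,\eta)$ is a pair of $E^+$ different from $(\alpha,\xi)$ as $\beta<\alpha$. By (c) these objects are seen by $P_\beta^-$. The statement is forced by $p|\beta$, so by Lemma~\ref{lem:see}(b) it is forced by the reduction $(p|\beta)^-=p^-|\beta$.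 Thus $p^-$ is a condition.
\end{proof}

\subsection{Adding one point}

\begin{lemma}\label{lem:onepoint}
Assume $(\mathrm{IH})_\alpha$, where $\alpha<\kappa$. Let $E$ and $E^+=E\cup\{\xi\}$ be in $\mathcal{G}^*$, with $\xi\notin E$ and $E^+$ free over $E$. Then $P_{\alpha+1}[E]\lessdot P_{\alpha+1}[E^+]$.
\end{lemma}

\begin{proof}
By $(\mathrm{IH})_\alpha$ and Lemma~\ref{lem:complete}(b), $P_\alpha[E]\lessdot P_\alpha[E^+]\lessdot P_\alpha$. All forcing statements below refer to $P_\alpha$.

Suppose first that $\alpha\notin E$. Then $P_{\alpha+1}[E]=P_\alpha[E]\lessdot P_\alpha[E^+]$, and $P_\alpha[E^+]\lessdot P_{\alpha+1}[E^+]$ by (P2): $q|\alpha$ is a reduction of $q$, and a common extension of two elements of $P_\alpha[E^+]$ can be restricted to $\alpha$. From now on $\alpha\in E$.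

\smallskip
\emph{(CS1).} Let $r,r'\in P_{\alpha+1}[E]$ have a common extension $q\in P_{\alpha+1}[E^+]$. By Lemma~\ref{lem:complete}(d), $q|\alpha$ has a reduction $r''\in P_\alpha[E]$ below $r|\alpha$ and $r'|\alpha$. If $\alpha\notin I^r\cup I^{r'}$, then $r''\le r,r'$. Otherwise let $q(\alpha)=(s,U)$ and $s_0=s^r_\alpha\cup s^{r'}_\alpha\subseteq s$, undefined parts being empty. Then $s_0$ is admissible, $\operatorname{dom}s_0\subseteq E$, and $q|\alpha$ forces that $(s_0,U)$ is $\alpha$-realizable. By (P3) and Lemma~\ref{lem:see}(b), so does $r''$. Thus $r''\cup\{(\alpha,(s_0,U))\}\in P_{\alpha+1}[E]$, and it is below $r$ and $r'$.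

\smallskip
\emph{(CS2).} Let $q\in P_{\alpha+1}[E^+]$ and $p=q|\alpha$.

\emph{Case 1: $\alpha\notin I^q$, or $\alpha\in I^q$ and $\xi\notin\operatorname{dom}s^q_\alpha$.} Let $r\in P_\alpha[E]$ be a reduction of $p$ for $P_\alpha[E]\lessdot P_\alpha[E^+]$. Let $r_0=r$ if $\alpha\notin I^q$, and $r_0=r\cup\{(\alpha,q(\alpha))\}$ otherwise. In the second case $\operatorname{dom}s^q_\alpha\subseteq E$, so by (P3) and Lemma~\ref{lem:see}(b) $r$ forces that $q(\alpha)$ is $\alpha$-realizable. In both cases $r_0\in P_{\alpha+1}[E]$. Let $r'\le r_0$ in $P_{\alpha+1}[E]$. As $r'|\alpha\le r$, some $p'\in P_\alpha[E^+]$ is below $r'|\alpha$ and $p$. By (P2), $p'\cup r'|[\alpha,\alpha+1)$ is in $P_{\alpha+1}[E^+]$ and below $r'$. It is below $q$, since $p'\le p$ and $r'(\alpha)\le q(\alpha)$ if $\alpha\in I^q$.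

\emph{Case 2: $q(\alpha)=(s,U)$ and $\xi\in\operatorname{dom}s$.} This is the situation of Section~\ref{sec:hand}. Now $\xi\in W\cap\alpha$. Write $s=s_0\cup\{(\xi,a)\}$ with $\operatorname{dom}s_0\subseteq E$, and let $\ell=e(\alpha,\xi)$. By (F2), $(\alpha,\xi)$ is the only pair of $E^+$ with label $\ell$; in particular $\ell\notin\operatorname{Lab}(E)$. Let $P^-=P^-_\alpha$ be as in Lemma~\ref{lem:delete}. Then $P_\alpha[E]\subseteq P^-\lessdot P_\alpha$, so $P_\alpha[E]\lessdot P^-$ by Lemma~\ref{lem:complete}(b). The poset $P^-$ sees $y_\xi$, and it sees $y_\eta$ and $x_{e(\alpha,\eta)}$ for $\eta\in E\cap W\cap\alpha$. Let $B=c^p(\ell)$, or $B=\mathbb{C}$ if this is undefined.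

\emph{Step 1: forget the point.} Let $G\ni p$ be $P_\alpha$-generic. In $V_1[G]$ some $f$ realizes $(s,U)$; so $f$ realizes $(s_0,U)$ and $f(y_\xi)-a=x_\ell\in B$. By continuity of evaluation there is $U_1\in\mathcal{U}$ with $f\in U_1\subseteq U$ such that
\begin{equation}\label{eq:step1}
(s_0,U_1)\text{ is }\alpha\text{-realizable, and }g(y_\xi)-a\in B\text{ for all }g\in U_1 .
\end{equation}
Both statements are absolute and are about objects seen by $P^-$. Since $p^-\in G\cap P^-$, Lemma~\ref{lem:see}(a) gives $p_1\le p^-$ in $P^-$ forcing \eqref{eq:step1}. Let $r\in P_\alpha[E]$ be a reduction of $p_1$ for $P_\alpha[E]\lessdot P^-$. By (P3) and Lemma~\ref{lem:see}(b), $r$ forces that $(s_0,U_1)$ is $\alpha$-realizable. So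
\[
r_0=r\cup\{(\alpha,(s_0,U_1))\}\in P_{\alpha+1}[E].
\]
We show that $r_0$ is a reduction of $q$.

\emph{Step 2: let the function choose, then move the target.} Let $r'\le r_0$ in $P_{\alpha+1}[E]$, with $r'(\alpha)=(s',U')$; so $s_0\subseteq s'$, $\operatorname{dom}s'\subseteq E$ and $U'\subseteq U_1$. As $r'|\alpha\le r$, some $p_2\in P^-$ is below $r'|\alpha$ and $p_1$. Let $G\ni p_2$ be $P_\alpha$-generic and work in $V_1[G]$. Since $r'|\alpha\in G$, some $g$ realizes $(s',U')$. Since $p_1\in G$ and $g\in U_1$, the point $x^*=g(y_\xi)-a$ lies in $B$. Since $\xi\notin E$, we have $y_\xi\notin\operatorname{dom}\sigma_\alpha(s')$, and Lemma~\ref{lem:perturb}(c) gives $B'\in\mathcal{B}$ with $x^*\in B'\subseteq B$ and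
\begin{equation}\label{eq:step2}
U'\cap\mathcal{H}\big[\sigma_\alpha(s')\cup\{(y_\xi,x+a)\}\big]\ne\emptyset\quad\text{for all }x\in B'.
\end{equation}
This is an absolute statement about objects seen by $P^-$; it does not mention $x_\ell$. By Lemma~\ref{lem:see}(a) some $p_3\le p_2$ in $P^-$ forces \eqref{eq:step2}. As $\ell\notin\operatorname{dom}c^{p_3}$, we are free to add the disc $B'$ at $\ell$; let $p_4\in P_\alpha[E^+]$ be the result. The function $s''=s'\cup\{(\xi,a)\}$ is admissible, since $e(\alpha,\eta)\in\operatorname{Lab}(E)$ differs from $\ell$ for $\eta\in\operatorname{dom}s'$. The condition $p_4$ forces \eqref{eq:step2} and $x_\ell\in B'$, hence that $(s'',U')$ is $\alpha$-realizable. So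
\[
q'=p_4\cup\{(\alpha,(s'',U'))\}\in P_{\alpha+1}[E^+].
\]
We have $q'\le r'$, since $p_4\le p_2\le r'|\alpha$ and $s'\subseteq s''$. We have $q'\le q$, since $p_3\le p_1\le p^-$ and $B'\subseteq B$ give $p_4\le p$, while $s\subseteq s''$ and $U'\subseteq U_1\subseteq U$.
\end{proof}

\subsection{The induction}

\begin{proof}[Proof of Theorem~\ref{thm:suborder}]
Let $E\in\mathcal{G}^*$.

\emph{$\alpha=0$.} Conditions are finite partial functions $c$. The restriction of $c$ to $\operatorname{Lab}(E)$ is a reduction of $c$: if $c'\in P_0[E]$ extends it, then $c'$ together with the part of $c$ outside $\operatorname{Lab}(E)$ extends $c'$ and $c$. A common extension of two elements of $P_0[E]$ can be restricted to $\operatorname{Lab}(E)$.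

\emph{$\alpha$ limit.} Two elements of $P_\alpha[E]$ and a common extension lie in $P_\beta$ for some $\beta<\alpha$, and $P_\beta[E]\lessdot P_\beta$ gives (CS1). Let $p\in P_\alpha$, say $p\in P_\beta$ with $\beta<\alpha$, and let $r\in P_\beta[E]$ be a reduction of $p$ for $P_\beta[E]\lessdot P_\beta$. If $r'\le r$ in $P_\alpha[E]$, some $p'\in P_\beta$ is below $p$ and $r'|\beta$, and $p'\cup r'|[\beta,\alpha)$ is below $p$ and $r'$.

\emph{From $(\mathrm{IH})_\alpha$ to $\alpha+1$.} Let $p\in P_{\alpha+1}$. By (P1) and the definition of $\mathcal{G}^*$ there is $E'\in\mathcal{G}$, free over $E$ as witnessed by some $\prec$, with $p\in P_{\alpha+1}[E']$. Let $\langle E_i:i\le\theta\rangle$ be the chain from $E_0=E$ to $E_\theta=E'$ that adds one element at a time along $\prec$ and takes unions at limits. All $E_i$ are in $\mathcal{G}^*$ by Lemma~\ref{lem:Gstar}, and $E_{i+1}$ is free over $E_i$ by Lemma~\ref{lem:free}(b). By Lemma~\ref{lem:onepoint}, $P_{\alpha+1}[E_i]\lessdot P_{\alpha+1}[E_{i+1}]$, and by (P1), $P_{\alpha+1}[E_j]=\bigcup_{i<j}P_{\alpha+1}[E_i]$ for limit $j$. Lemma~\ref{lem:complete}(c)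 gives $P_{\alpha+1}[E]\lessdot P_{\alpha+1}[E']$. So $p$ has a reduction in $P_{\alpha+1}[E]$; and if $p$ is a common extension of two elements of $P_{\alpha+1}[E]$, these are compatible in $P_{\alpha+1}[E]$.
\end{proof}

Each clause of freeness has been used for one purpose. (F1) keeps the intermediate sets $E_i$ closed, so that $P_\alpha[E_i]$ sees its own points $y_\eta$. (F2) is the hypothesis of Lemma~\ref{lem:delete}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

It remains to see that the list $\langle y_\xi:\xi\in W\rangle$ exhausts the plane. A name $\dot z$ can be read as a Borel function of the generic objects, and the bookkeeping catches this function at some $\xi$. But membership of $\xi$ in $W$ requires that the point be new below \emph{every} condition, whereas $\dot z$ may be new only below some $p$. Outside $p$ we use a number that is certainly new: a code of $f_\xi$. This is why $\Psi_\xi$ is allowed to depend on $f_\xi$.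

\begin{lemma}\label{lem:all}
$\Vdash_{P_\kappa}\mathbb{C}=\{\dot y_\xi:\xi\in W\}$.
\end{lemma}

\begin{proof}
Otherwise there are a name $\dot z$ and $p\in P_\kappa$ with $p\Vdash\dot z\in\mathbb{C}\setminus\{\dot y_\xi:\xi\in W\}$; changing the name below conditions incompatible with $p$, we may assume $\Vdash\dot z\in\mathbb{C}$.

\emph{Borel reading of $\dot z$.} For each $n$ let $\mathcal{A}_n$ be a maximal antichain of conditions $p'$ that force $|\dot z-a|<2^{-n}$ for some $a=a_n(p')\in\mathbb{Q}(\mathrm{i})$. By Proposition~\ref{prop:ccc} each $\mathcal{A}_n$ is countable; fix enumerations. Let $A$ be the closure of the union of supports of $p$ and of all elements of all $\mathcal{A}_n$. It is countable and closed, and $\{p\}\cup\bigcup_n\mathcal{A}_n\subseteq P_\kappa[A]$. For $\ell\in\operatorname{Lab}(A)$ fix a pair $(\beta_\ell,\eta_\ell)$ of $A$ with label $\ell$. For $p'\in P_\kappa[A]$ let $S_{p'}$ be the set of $\mathbf{d}=(\langle g_\eta\rangle,\langle v_{\beta,\eta}\rangle)\in\mathcal{X}_A$ such that $v_{\beta_\ell,\eta_\ell}\in c^{p'}(\ell)$ for $\ell\in\operatorname{dom}c^{p'}$,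 and for $\beta\in I^{p'}$ and $\eta\in\operatorname{dom}s^{p'}_\beta$
\[
g_\beta\in U^{p'}_\beta,\qquad g_\beta\big(\Psi_\eta(\mathbf{d}|A_\eta)\big)=v_{\beta,\eta}+s^{p'}_\beta(\eta),
\]
where $\mathbf{d}|A_\eta$ is the projection of $\mathbf{d}$ to $\mathcal{X}_{A_\eta}$, which makes sense as $A_\eta\subseteq A$. The set $S_{p'}$ is Borel, and Lemma~\ref{lem:recognize} says that $p'\in G$ if and only if $\mathbf{d}_A\in S_{p'}$. For $\mathbf{d}\in\mathcal{X}_A$ let $b_n(\mathbf{d})=a_n(p')$ for the first $p'\in\mathcal{A}_n$ with $\mathbf{d}\in S_{p'}$, and $b_n(\mathbf{d})=0$ if there is none. Let $\Psi(\mathbf{d})=\lim_nb_n(\mathbf{d})$ if the limit exists, and $\Psi(\mathbf{d})=0$ otherwise. Then $\Psi$ is Borel, with a code assembled along this description, so that the description remains valid in extensions. A generic $G$ contains exactly one element of each $\mathcal{A}_n$, so $|z-b_n(\mathbf{d}_A)|<2^{-n}$ and $z=\Psi(\mathbf{d}_A)$.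

\emph{Catching $\dot z$.} Fix a Borel injection $\iota:\mathcal{H}\to\mathbb{C}$; it exists since every Polish space admits a Borel injection into the real line. Define a Borel function $\Psi'$ on $\mathcal{X}_{A\cup\{*\}}$ by $\Psi'(\mathbf{d})=\Psi(\mathbf{d}|A)$ if $\mathbf{d}|A\in S_p$, and $\Psi'(\mathbf{d})=\iota(g_*)$ otherwise. Since $V_1$ has the same countable sets of ordinals and the same reals as $V$, the set $A$ and a code of $\Psi'$ are in $V$. Choose $\xi>\sup A$ with $(A^0_\xi,\Psi^0_\xi)=(A,\Psi')$. As $A$ is closed, $A_\xi=A\cup\{\xi\}$ and $\Psi_\xi$ is $\Psi'$ with $*$ read as $\xi$.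

We claim that $\xi\in W$. Every $P_{\xi+1}$-generic filter extends to a $P_\kappa$-generic one by Lemma~\ref{lem:complete}(f), so let $G$ be $P_\kappa$-generic and $v=\Psi_\xi(\mathbf{d}_{A_\xi})$. If $p\in G$, then $v=\Psi(\mathbf{d}_A)=z\notin\{y_\eta:\eta\in W\cap\xi\}$. If $p\notin G$, then $v=\iota(f_\xi)$. If $v$ were in $V_1[G_\xi]$, then by absoluteness $v=\iota(f')$ for some $f'\in V_1[G_\xi]$, and $f_\xi=f'$ because $\iota$ remains injective, contrary to Lemma~\ref{lem:fprops}(c). Since $y_\eta\in V_1[G_{\eta+1}]\subseteq V_1[G_\xi]$ for $\eta\in W\cap\xi$, again $v\notin\{y_\eta:\eta\in W\cap\xi\}$. So $\xi\in W$, and $p\Vdash\dot y_\xi=\dot z$, a contradiction.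
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be $P_\kappa$-generic over $V_1$. By Proposition~\ref{prop:ccc} and Theorem~\ref{thm:star}, $V_1[G]$ has the cofinalities and cardinals of $V$. In $V_1$, $|P_\kappa|\le\kappa=\kappa^{\aleph_0}$, so $2^{\aleph_0}\le\kappa$ in $V_1[G]$. For $\beta<\alpha<\kappa$ we have $f_\beta\in V_1[G_\alpha]$ and $f_\alpha\notin V_1[G_\alpha]$, so there are $\kappa$ distinct entire functions, and $2^{\aleph_0}=\kappa$. Let
\[
X=\{x_\ell+a:\ell\in L^*,\ a\in\mathbb{Q}(\mathrm{i})\}.
\]
Then $|X|\le\lambda<2^{\aleph_0}$; this is where the bound on the number of labels in $(\star)$ enters.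

Let $Y\subseteq\mathbb{C}$ with $|Y|<\kappa$. By Lemma~\ref{lem:all} and the regularity of $\kappa$ there is $\delta<\kappa$ with $Y\subseteq\{y_\xi:\xi\in W\cap\delta\}$ and $|W\cap\delta|\ge2$. Let $\alpha\in[\delta,\kappa)$. By Lemma~\ref{lem:fprops}, $f_\alpha[Y]\subseteq X$, and $f_\alpha$ is injective on $\{y_\xi:\xi\in W\cap\delta\}$; so it is injective on $Y$ and non-constant. Hence $X$ is universal. By Proposition~\ref{prop:successor}, $\max(|X|,\aleph_0)=\lambda$, and $|X|=\lambda$ as $\lambda$ is uncountable.

For density, let $U\in\mathcal{U}$ and $p\in P_\kappa$, and choose $\alpha\in[\delta,\kappa)\setminus I^p$. By Lemma~\ref{lem:glue}(c), adding $(\alpha,(\emptyset,U))$ to $p$ gives a condition below $p$, and it forces $f_\alpha\in U$. By genericity every $U\in\mathcal{U}$ contains some $f_\alpha$ with $\alpha\ge\delta$, and $\mathcal{U}$ is a base of $\mathcal{H}$.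
\end{proof}

\section{Forcing $(\star)$}\label{sec:star}

We prove Theorem~\ref{thm:star}. Work in $V$ and fix a closure system.

\subsection{One level is not enough}\label{sec:onelevel}
The obvious forcing, for a set $L$ of labels, consists of pairs $(E,e)$ with $E$ countable and closed and $e$ a labeling of $E$ with values in $L$; $(E',e')$ extends $(E,e)$ if $e'\supseteq e$ and $E'$ is $e'$-free over $E$. For $\lambda=\omega_1=L$ this is the forcing $R$ below, and it works. Let $\lambda=\omega_2$ and consider the trivial closure system. Any point can be added to a condition, with unused labels on all new pairs. If $L=\omega_1$, the argument of Remark~\ref{rem:injective} shows that the generic $e(\omega_2,\cdot)$ is injective off a countable set, so $\omega_2$ is collapsed. If $L=\omega_2$, then given a condition $(E,e)$ with $\omega_1\in E$ and $\gamma<\omega_2$ we can add some $\xi\in\omega_1\setminus E$ with $e(\omega_1,\xi)>\gamma$; so the generic $e(\omega_1,\cdot)$ maps $\omega_1$ cofinally into $\omega_2$, and $\omega_2$ is collapsed again.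

The way out is to let a label have a coordinate $t(\chi)<\chi$ for each uncountable regular $\chi\le\lambda$ and to decide the coordinate $\chi$ on sets of size less than $\chi$. For a regular $\rho$, the levels above $\rho$ then form a forcing that adds no $\rho$-sequences, and the levels up to $\rho$ form a $\rho^+$-cc quotient.

\subsection{Labels and conditions}
Let $\Lambda$ be the set of uncountable regular cardinals $\chi\le\lambda$; its least element is $\omega_1$, as $\lambda$ is uncountable. Each element of $\Lambda$ is a successor cardinal or inaccessible. Let $t$ be a function whose domain is a nonempty upper segment of $\Lambda$, with $t(\chi)<\chi$. Put $\operatorname{supp}(t)=\{\chi:t(\chi)\ne0\}$. We call $t$ \emph{good} if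
\begin{itemize}
\item[(S1)] $\operatorname{supp}(t)\cap\rho$ is bounded in $\rho$ for each inaccessible $\rho\in\Lambda$;
\item[(S2)] if $\lambda$ is singular, $\operatorname{supp}(t)$ is bounded in $\lambda$.
\end{itemize}
Let $t_{\ge\chi}$ and $t_{\le\chi}$ be the restrictions of $t$ to coordinates $\ge\chi$ and $\le\chi$. Let $L$ be the set of good functions with domain $\Lambda$.

\begin{lemma}\label{lem:count}
(a) For $\rho\in\Lambda$ there are at most $\rho$ functions $t_{\le\rho}$ with $t$ good. (b) $|L|\le\lambda$.
\end{lemma}

\begin{proof}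
(a) There are at most $\rho$ possible domains. If $\rho=\nu^+$, then $|\Lambda\cap(\rho+1)|\le\nu$, and there are at most $\rho^\nu=\rho$ functions on each domain. If $\rho$ is inaccessible, then by (S1) $\operatorname{supp}(t)\cap\rho\subseteq\mu$ for some infinite cardinal $\mu<\rho$; for each $\mu$ there are at most $\mu^\mu<\rho$ possibilities below $\rho$ and $\rho$ values at $\rho$. (b) If $\lambda$ is regular, use (a) with $\rho=\lambda$. If $\lambda$ is singular, then by (S2) $\operatorname{supp}(t)\subseteq\mu$ for some infinite cardinal $\mu<\lambda$, and $\mu^\mu=\mu^+<\lambda$.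
\end{proof}

\begin{definition}\label{def:R}
A condition $p\in R$ consists of sets $E^\chi_p\subseteq\kappa$ ($\chi\in\Lambda$), the \emph{levels}, and a labeling $e_p$ of $\operatorname{top}(p)=\bigcup_{\chi\in\Lambda}E^\chi_p$ such that:
\begin{itemize}
\item[(C1)] $E^\chi_p$ is closed, $|E^\chi_p|<\chi$, $E^\chi_p\subseteq E^{\chi'}_p$ for $\chi<\chi'$, and $E^\rho_p=\bigcup_{\chi\in\Lambda\cap\rho}E^\chi_p$ for inaccessible $\rho\in\Lambda$;
\item[(C2)] if $\lambda$ is singular, $\operatorname{top}(p)$ is an ordinal below $\kappa$;
\item[(C3)] $e_p(\alpha,\xi)$ is a good function with domain $D_p(\alpha,\xi)=\{\chi\in\Lambda:\alpha,\xi\in E^\chi_p\}$.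
\end{itemize}
For a pair of $E^\chi_p$, the \emph{$\chi$-label} is $e^\chi_p(\alpha,\xi)=e_p(\alpha,\xi)_{\ge\chi}$. Let $q\le p$ if $E^\chi_p\subseteq E^\chi_q$ for all $\chi$, $e_p(\alpha,\xi)\subseteq e_q(\alpha,\xi)$ for all pairs of $\operatorname{top}(p)$, and $E^\chi_q$ is $e^\chi_q$-free over $E^\chi_p$ for every $\chi\in\Lambda$.
\end{definition}

If $r\le q$ and $(\alpha,\xi)$ is a pair of $E^\chi_q$, then $e_q(\alpha,\xi)$ is already defined at all coordinates $\ge\chi$, so $e^\chi_r$ and $e^\chi_q$ agree on the pairs of $E^\chi_q$. With Lemma~\ref{lem:free}(a) this shows that $\le$ is transitive.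

For $\lambda=\aleph_n$ with $1\le n<\omega$, the set $\Lambda=\{\aleph_1,\dots,\aleph_n\}$ is finite, and (S1), (S2), (C2) and the last clause of (C1) are void. A reader interested in $2^{\aleph_0}=\aleph_3$ may keep $\Lambda=\{\aleph_1,\aleph_2\}$ in mind.

\begin{remark}\label{rem:clauses}
The remaining clauses come in two pairs. (S1) and (S2) are needed for counting: for $\lambda=\aleph_\omega$, without (S2) there would be $\prod_{n\ge1}\aleph_n>\aleph_\omega$ labels, by K\"onig's inequality. But bounded supports endanger freeness. Let $\lambda=\aleph_\omega$, drop (C2), and let $\alpha\in\operatorname{top}(p)$ and $\xi,\xi'\in\alpha\setminus\operatorname{top}(p)$ be distinct. If $q\le p$ had $\xi,\xi'\in\operatorname{top}(q)$, then for large $\chi$ the $\chi$-labels of $(\alpha,\xi)$ and $(\alpha,\xi')$ would both be zero, contrary to (F2). Clause (C2) removes such gaps, and the last clause of (C1) plays this role at inaccessibles; both are used in the proof of Lemma~\ref{lem:extend}.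
\end{remark}

A sequence $\langle p_i:i<\delta\rangle$ in $R$ is \emph{continuously decreasing} if $p_{i+1}\le p_i$ and, for limit $j<\delta$, $p_j$ is the union of the $p_i$ ($i<j$), formed level by level and label by label.

\begin{lemma}\label{lem:union}
Let $\langle p_i:i<\delta\rangle$ be continuously decreasing, $\delta$ a limit ordinal, and let $\chi_0\in\Lambda$ be such that $\delta<\chi_0$ and $E^\chi_{p_i}=\emptyset$ for all $i$ and all $\chi<\chi_0$. Then the union $p_\delta$ is a condition below every $p_i$. In particular $R$ is $\sigma$-closed.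
\end{lemma}

\begin{proof}
For $\chi\ge\chi_0$ the level $E^\chi_{p_\delta}$ is a union of fewer than $\chi$ closed sets of size less than $\chi$. The other clauses of (C1) pass to unions, and a union of fewer than $\kappa$ ordinals below $\kappa$ is an ordinal below $\kappa$. For a fixed pair of $\operatorname{top}(p_\delta)$, the functions $e_{p_i}(\alpha,\xi)$ increase with $i$ and $\min D_{p_i}(\alpha,\xi)$ does not increase, so both are eventually constant. Hence the union is good, with domain $\bigcup_iD_{p_i}(\alpha,\xi)=D_{p_\delta}(\alpha,\xi)$. At level $\chi$, $e^\chi_{p_\delta}$ agrees with $e^\chi_{p_{i+1}}$ on the pairs of $E^\chi_{p_{i+1}}$, so freeness follows from Lemma~\ref{lem:free}(a). The last statement is the case $\delta=\omega$, $\chi_0=\omega_1$.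
\end{proof}

\subsection{Extending conditions}
When $\xi$ enters level $\chi$ below an old element $\alpha$ of that level, the $\chi$-label of $(\alpha,\xi)$ has to be unique. A fresh value at one coordinate $\chi'\ge\chi$ achieves this, provided that the coordinate $\chi'$ is not yet decided. A pair can be in this critical position at many levels, and we must serve all of them with a set of coordinates sparse enough for (S1) and (S2).

\begin{lemma}\label{lem:extend}
Let $p\in R$ and let $\langle Z^\chi:\chi\in\Lambda\rangle$ satisfy (C1) and (C2) in place of $\langle E^\chi_p\rangle$, with $E^\chi_p\subseteq Z^\chi$ for all $\chi$. Then there is $q\le p$ with $E^\chi_q=Z^\chi$ for all $\chi$.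
\end{lemma}

\begin{proof}
For a pair $(\alpha,\xi)$ of $\bigcup_\chi Z^\chi$ let $D_p=\{\chi:\alpha,\xi\in E^\chi_p\}$ (possibly empty), $D_q=\{\chi:\alpha,\xi\in Z^\chi\}$ and
\[
\operatorname{Crit}(\alpha,\xi)=\{\chi\in\Lambda:\alpha\in E^\chi_p,\ \xi\in Z^\chi\setminus E^\chi_p\}\subseteq D_q\setminus D_p .
\]
We choose $N(\alpha,\xi)\subseteq\operatorname{Crit}(\alpha,\xi)$ cofinal in $\operatorname{Crit}(\alpha,\xi)$, such that $N(\alpha,\xi)\cap\rho$ is bounded in $\rho$ for each inaccessible $\rho\in\Lambda$, and $N(\alpha,\xi)$ is bounded in $\lambda$ if $\lambda$ is singular. If $\operatorname{Crit}(\alpha,\xi)$ is empty, so is $N(\alpha,\xi)$; if it has a maximum, let $N(\alpha,\xi)$ consist of the maximum. (For finite $\Lambda$ these are all cases.) Otherwise $m=\sup\operatorname{Crit}(\alpha,\xi)$ is an uncountable limit cardinal, $m\le\lambda$, and $m\notin\operatorname{Crit}(\alpha,\xi)$.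
\begin{itemize}
\item \emph{$m$ is singular.} If not, $m\in\Lambda$ is inaccessible. Then $\alpha\in E^m_p$ and $\xi\in Z^m$, so $m\notin\operatorname{Crit}(\alpha,\xi)$ means $\xi\in E^m_p$. By (C1), $\xi\in E^{\chi_1}_p$ for some $\chi_1<m$, and then no $\chi\ge\chi_1$ is critical, a contradiction.
\item \emph{$m<\lambda$.} If $m=\lambda$, then $\lambda$ is singular and $\xi\notin E^\chi_p$ for cofinally many, hence all, $\chi\in\Lambda$. But $\xi<\alpha\in\operatorname{top}(p)$, which is an ordinal by (C2), a contradiction.
\end{itemize}
Let $N(\alpha,\xi)\subseteq\operatorname{Crit}(\alpha,\xi)$ be cofinal in $m$, of order type $\operatorname{cf}(m)$, with all elements above $\operatorname{cf}(m)<m$. For inaccessible $\rho>\operatorname{cf}(m)$ the set $N(\alpha,\xi)\cap\rho$ has size less than $\rho$, so it is bounded in $\rho$; for $\rho\le\operatorname{cf}(m)$ it is empty. It is bounded in $\lambda$ by $m$.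

Fix $\chi\in\Lambda$. The set $\operatorname{Old}_\chi$ of values $e_p(\beta,\eta)(\chi)$ of pairs of $E^\chi_p$ has size less than $\chi$, and fewer than $\chi$ pairs $(\alpha,\xi)$ have $\chi\in N(\alpha,\xi)$, as these are pairs of $Z^\chi$. Assign to them pairwise distinct \emph{fresh} values in $\chi\setminus(\{0\}\cup\operatorname{Old}_\chi)$. Let $e_q(\alpha,\xi)$ have domain $D_q$, agree with $e_p(\alpha,\xi)$ on $D_p$, take the fresh values on $N(\alpha,\xi)$, and be $0$ elsewhere. Its support is the union of $N(\alpha,\xi)$ and the support of $e_p(\alpha,\xi)$, so it is good, and $q\in R$.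

For freeness at level $\chi$ we use Lemma~\ref{lem:free}(c). Let $(\alpha,\xi)$ be a pair with $\alpha\in E^\chi_p$ and $\xi\in Z^\chi\setminus E^\chi_p$. Then $\chi\in\operatorname{Crit}(\alpha,\xi)$; pick $\chi'\ge\chi$ in $N(\alpha,\xi)$. Every other pair of $Z^\chi\subseteq Z^{\chi'}$ has at coordinate $\chi'$ a value in $\operatorname{Old}_{\chi'}$, or $0$, or another fresh value. So its $\chi$-label differs from that of $(\alpha,\xi)$.
\end{proof}

\begin{lemma}\label{lem:addcountable}
For $p\in R$ and countable $C\subseteq\kappa$ there is $q\le p$ with $C\subseteq E^{\omega_1}_q$.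
\end{lemma}

\begin{proof}
If $\lambda$ is regular, apply Lemma~\ref{lem:extend} to $Z^\chi=E^\chi_p\cup\operatorname{cl}(C)$. Let $\lambda$ be singular; now the top has to be filled up to an ordinal. Let $\theta=\operatorname{cf}(\lambda)$ and let $\langle\lambda_i:i<\theta\rangle$ be an increasing sequence of cardinals cofinal in $\lambda$ with $\lambda_0\ge\theta$. Let $\delta<\kappa$ be an ordinal containing $\operatorname{top}(p)\cup C$. As $|\delta|\le\lambda$, we can write $\delta=\bigcup_{i<\theta}T_i$ with $|T_i|\le\lambda_i$. Put
\[
Z^\chi=E^\chi_p\cup\operatorname{cl}(C)\cup\bigcup\{\operatorname{cl}(T_i):\lambda_i<\chi\}.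
\]
These sets are closed and increasing. If some $\lambda_i<\chi$, then $\theta\le\lambda_0<\chi$, so $Z^\chi$ is a union of fewer than $\chi$ sets of size less than $\chi$. For each $i$, $\lambda_i^+\in\Lambda$ and $\operatorname{cl}(T_i)\subseteq Z^{\lambda_i^+}$. If $\rho\in\Lambda$ is inaccessible and $\lambda_i<\rho$, then $\lambda_i^+<\rho$; so $Z^\rho=\bigcup_{\chi\in\Lambda\cap\rho}Z^\chi$. Finally $\bigcup_\chi Z^\chi=\delta$, since closures of subsets of $\delta$ stay inside $\delta$. Apply Lemma~\ref{lem:extend}.
\end{proof}

\subsection{Upper parts}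
Let $\rho\in\Lambda$ with $\rho<\lambda$, so that $\rho^+\in\Lambda$. Let $R_{>\rho}$ be the set of $p\in R$ with $E^\chi_p=\emptyset$ for $\chi\le\rho$. For $p\in R$ let $\pi(p)$ be obtained by emptying the levels $\chi\le\rho$ and deleting the coordinates $\le\rho$ of all labels. The levels above $\rho$ are cofinal among the levels, and below every inaccessible $\rho'>\rho$ among the levels under $\rho'$; so $\operatorname{top}(\pi(p))=\operatorname{top}(p)$ and $\pi(p)\in R_{>\rho}$. Since $\chi$-labels for $\chi>\rho$ are untouched, $\pi$ preserves the order.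

For $u\le\pi(p)$ in $R_{>\rho}$ let $p\wedge u$ have the levels and coordinates $>\rho$ of $u$ and the levels and coordinates $\le\rho$ of $p$. The levels increase, since $E^\rho_p\subseteq E^{\rho^+}_p\subseteq E^{\rho^+}_u$. On pairs of $E^\rho_p$ the labeling of $p\wedge u$ is $e_p$, and on the other pairs it is $e_u$. So $p\wedge u\in R$, $\pi(p\wedge u)=u$, and $p\wedge u\le p$: the levels $\le\rho$ are unchanged, and the levels $>\rho$ are free because $u\le\pi(p)$.

For $R_{>\rho}$-generic $K$ let $R/K=\{p\in R:\pi(p)\in K\}$, with the order of $R$.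

\begin{lemma}\label{lem:factor}
Let $\rho\in\Lambda$, $\rho<\lambda$.
\begin{itemize}
\item[(a)] $R_{>\rho}$ adds no new $\rho$-sequences of elements of $V$.
\item[(b)] Let $G$ be $R$-generic and let $K$ be the upward closure of $\pi[G]$ in $R_{>\rho}$. Then $K$ is $R_{>\rho}$-generic over $V$ and $G$ is $R/K$-generic over $V[K]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given a name for such a sequence and $u\in R_{>\rho}$, build a continuously decreasing $\langle u_i:i\le\rho\rangle$ in $R_{>\rho}$ with $u_0=u$ and $u_{i+1}$ deciding the $i$-th value. At limits take unions, by Lemma~\ref{lem:union} with $\chi_0=\rho^+$. Then $u_\rho$ decides the whole sequence.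

(b) $K$ is a filter since $\pi$ preserves the order. If $D\subseteq R_{>\rho}$ is dense, then $\{p:\pi(p)\in D\}$ is dense in $R$: given $p$, take $u\le\pi(p)$ in $D$ and form $p\wedge u$. So $K$ is generic. The filter $G$ is contained in $R/K$. Let $\dot D$ be a name such that $\dot D^K$ is an open dense subset of $R/K$. Some element of $K$ forces this, hence so does $\pi(p_0)$ for some $p_0\in G$. We show that the set of $q$ with $\pi(q)\Vdash q\in\dot D$ is dense below $p_0$; then some such $q$ is in $G$, and $q\in\dot D^K$. Let $p\le p_0$ and let $K'\ni\pi(p)$ be $R_{>\rho}$-generic. There is $q\le p$ in $\dot D^{K'}$, and some $u\in K'$ with $u\le\pi(q)$ forces $q\in\dot D$. Then $q\wedge u\le q\le p$, and $u=\pi(q\wedge u)$ forces $q\wedge u\in R/\dot K$, hence $q\wedge u\in\dot D$ by openness.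
\end{proof}

\subsection{Chain conditions}
Both chain conditions are proved by amalgamating two conditions that agree on a common root. The construction of the amalgam is the same in both cases.

\begin{lemma}\label{lem:amalgam}
Let $\rho\in\Lambda$ and $p,p'\in R$. Put $F=E^\rho_p$, $F'=E^\rho_{p'}$, $r=F\cap F'$. Assume:
\begin{itemize}
\item[(A1)] if $\rho<\lambda$, then $\pi(p')\le\pi(p)$;
\item[(A2)] $E^\chi_p\cap r=E^\chi_{p'}\cap r=:r_\chi$ for $\chi\le\rho$, and $e_p(\alpha,\xi)_{\le\rho}=e_{p'}(\alpha,\xi)_{\le\rho}$ for pairs of $r$.
\end{itemize}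
Call a pair a \emph{cross pair} if one of its elements is in $F\setminus r$ and the other is in $F'\setminus r$. There is $q\in R$ with $\pi(q)=\pi(p')$ if $\rho<\lambda$, such that for $\chi\le\rho$:
\begin{itemize}
\item[(a)] $E^\chi_q=E^\chi_p\cup E^\chi_{p'}$, $E^\chi_q\setminus E^\chi_p=E^\chi_{p'}\setminus r$ and $E^\chi_q\setminus E^\chi_{p'}=E^\chi_p\setminus r$;
\item[(b)] every cross pair of $E^\chi_q$ is the only pair of $E^\chi_q$ with its $\chi$-label.
\end{itemize}
Moreover $q\le p,p'$ as soon as $E^\chi_q$ is $e^\chi_q$-free over $E^\chi_p$ and over $E^\chi_{p'}$ for all $\chi\le\rho$.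
\end{lemma}

\begin{proof}
Let the levels $\le\rho$ be as in (a) and the levels $>\rho$ be those of $p'$. If $\rho<\lambda$, then $F\cup F'\subseteq E^{\rho^+}_{p'}$ by (A1) and $\operatorname{top}(q)=\operatorname{top}(p')$; if $\rho=\lambda$, then $\lambda$ is regular and (C2) is void. So (C1) and (C2) hold. For $\chi\le\rho$ we have $F\cap E^\chi_{p'}\subseteq r_\chi\subseteq E^\chi_p$ and $F'\cap E^\chi_p\subseteq r_\chi\subseteq E^\chi_{p'}$. This gives the identities in (a), and it shows that a pair of $F$ lies in the same levels $\le\rho$ of $q$ as of $p$, and a pair of $F'$ in the same levels $\le\rho$ of $q$ as of $p'$.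

At coordinates $>\rho$ let $e_q$ agree with $e_{p'}$. Coordinates $\le\rho$ occur only for pairs of $F\cup F'$, and each of these is a pair of $F$, a pair of $F'$ or a cross pair. On pairs of $F$ copy $e_p$, and on pairs of $F'$ copy $e_{p'}$; by (A2) this is consistent. There are fewer than $\rho$ pairs of $F\cup F'$. Give the cross pairs, at coordinate $\rho$, pairwise distinct nonzero values that are not used at coordinate $\rho$ by pairs of $F$ or of $F'$, and the value $0$ at the coordinates $<\rho$ of their domains. By (A1), $e_q$ extends $e_p$ and $e_{p'}$, and it equals $e_p$ on pairs of $F$. It equals $e_{p'}$ on the remaining pairs that are not cross pairs, and for a cross pair only $\rho$ is added to the support. So $q\in R$. For $\chi\le\rho$ the $\chi$-labels include the coordinate $\rho$, which gives (b). At levels $\chi>\rho$ the sets and $\chi$-labels of $q$ are those of $p'$, so freeness holds there by (A1).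
\end{proof}

At the top level the root can be made an initial segment of both conditions, and then only cross pairs need fresh labels. For $\lambda=\aleph_1$ this lemma and $\sigma$-closure are all that is needed.

\begin{lemma}\label{lem:topcc}
If $\lambda$ is regular, then $R$ is $\kappa$-cc.
\end{lemma}

\begin{proof}
Let $p_i\in R$ ($i<\kappa$) and $F_i=E^\lambda_{p_i}$, so $|F_i|<\lambda$. For $i$ of cofinality $\lambda$ the set $F_i\cap i$ is bounded in $i$. By Fodor's lemma a common bound $\beta<\kappa$ works on a stationary set. Since $|\beta|\le\lambda=\lambda^{<\lambda}$, there are at most $\lambda$ possibilities for $r=F_i\cap i$; for fixed $r$, at most $\lambda$ possibilities for the entry levels $\min\{\chi:\eta\in E^\chi_{p_i}\}$ ($\eta\in r$); and by Lemma~\ref{lem:count}(a) at most $\lambda$ possibilities for $e_{p_i}$ on the pairs of $r$. So all of these are constant on a stationary set $S$. The set of $j$ with $F_i\subseteq j$ for all $i<j$ is club, so there are $i<j$ in $S$ with $F_i\subseteq j$. Then $F_i\cap F_j=F_i\cap F_j\cap j=r$. Let $q$ be given by Lemma~\ref{lem:amalgam}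 for $\rho=\lambda$, $p=p_i$, $p'=p_j$. Fix $\chi\in\Lambda$ and use Lemma~\ref{lem:free}(c).

\emph{Over $E^\chi_{p_i}$.} New elements lie in $F_j\setminus r$, so they are $\ge j$, while $F_i\subseteq j$. No old element lies above a new one.

\emph{Over $E^\chi_{p_j}$.} A new $\xi$ lies in $F_i\setminus r$, so $\xi\ge i$. If $\alpha\in E^\chi_{p_j}$ and $\alpha>\xi$, then $\alpha\notin r\subseteq i$, so $(\alpha,\xi)$ is a cross pair, and its $\chi$-label is unique.

Thus $q\le p_i,p_j$.
\end{proof}

Below the top, the root is no longer an initial segment: there can be $\alpha\in r$ and $\xi\in F\setminus r$ with $\xi<\alpha$. The label of $(\alpha,\xi)$ is fixed by $p$ and cannot be made fresh in the amalgam, yet it has to be unique when $\xi$ is added to $E^\chi_{p'}$. The uniqueness comes from the upper coordinates. This is why the order of $R$ demands freeness at every level and not only at level $\omega_1$.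

\begin{lemma}\label{lem:quotcc}
Let $\rho\in\Lambda$, $\rho<\lambda$, and let $K$ be $R_{>\rho}$-generic. Then $R/K$ is $\rho^+$-cc in $V[K]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:factor}(a), $\rho^+$ is the same in $V$ and $V[K]$. Suppose that $u\in R_{>\rho}$ forces $\langle\dot p_i:i<\rho^+\rangle$ to be an injective enumeration of an antichain of $R/\dot K$. Build a continuously decreasing $\langle u_i:i<\rho^+\rangle$ in $R_{>\rho}$ with $u_0=u$, and $p^0_i\in R$ with $u_{i+1}\Vdash\dot p_i=p^0_i$ and $u_{i+1}\le\pi(p^0_i)$. The last requirement can be met because a condition forcing $\pi(p_i^0)\in\dot K$ is compatible with $\pi(p_i^0)$; at limits use Lemma~\ref{lem:union}. Let $p_i=p^0_i\wedge u_{i+1}$, so $p_i\le p_i^0$ and $\pi(p_i)=u_{i+1}$. It suffices to find $i<j$ and $q\le p_i,p_j$ with $\pi(q)=u_{j+1}$: then $u_{j+1}$ forces that $q\in R/\dot K$ extends $\dot p_i$ and $\dot p_j$, a contradiction.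

Let $M_i=E^{\rho^+}_{u_i}$. These sets have size at most $\rho$, increase, and are continuous at limits. For a pair of $M_i$ let $e^*(\alpha,\xi)=e^{\rho^+}_{u_i}(\alpha,\xi)$, which does not depend on $i$, and let $\operatorname{Lab}^*=\operatorname{Lab}_{e^*}$. Let $\prec_i$ witness that $M_{i+1}$ is $e^*$-free over $M_i$, and put $M_i^\xi=M_i\cup\{\eta\in M_{i+1}\setminus M_i:\eta\preceq_i\xi\}$ for $\xi\in M_{i+1}\setminus M_i$. Thus
\begin{equation}\label{eq:upperfree}
A_\xi\subseteq M_i^\xi,\ \text{and each pair }(\alpha,\xi)\text{ of }M_i^\xi\text{ is the only pair of }M_i^\xi\text{ with its }e^*\text{-label.}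
\end{equation}
Let $F_i=E^\rho_{p_i}$; then $F_i\subseteq M_{i+1}$ and $|F_i|<\rho$.

\emph{Thinning out.} Let $i<\rho^+$ have cofinality $\rho$. Since $M_i=\bigcup_{k<i}M_k$, $\operatorname{Lab}^*(M_i)=\bigcup_{k<i}\operatorname{Lab}^*(M_k)$, and $F_i$ and $\operatorname{Lab}^*(F_i)$ have size less than $\rho$, there is $h(i)<i$ with
\[
F_i\cap M_i\subseteq M_{h(i)},\qquad\operatorname{Lab}^*(F_i)\cap\operatorname{Lab}^*(M_i)\subseteq\operatorname{Lab}^*(M_{h(i)}).
\]
By Fodor's lemma $h(i)=h$ on a stationary set. Since $|M_h|\le\rho=\rho^{<\rho}$, there are at most $\rho$ possibilities for $r=F_i\cap M_i$; for fixed $r$, at most $\rho$ possibilities for the entry levels $\min\{\chi:\eta\in E^\chi_{p_i}\}\le\rho$ ($\eta\in r$); and by Lemma~\ref{lem:count}(a) at most $\rho$ possibilities for the functions $e_{p_i}(\alpha,\xi)_{\le\rho}$ on the pairs of $r$. So all of these are constant on a stationary set $S$. Fix $i<j$ in $S$. Then $F_i\subseteq M_{i+1}\subseteq M_j$, so $r\subseteq F_i\cap F_j\subseteq M_j\cap F_j=r$. Let $q$ be given by Lemma~\ref{lem:amalgam} for $p=p_i$, $p'=p_j$;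 (A1) holds as $u_{j+1}\le u_{i+1}$. For $\chi\le\rho$ and $k\in\{i,j\}$ we have $E^\chi_{p_k}\cap M_k=r_\chi$. Fix $\chi\le\rho$. The $\chi$-label in $q$ of a pair of $E^\chi_q$ extends its $e^*$-label, so pairs with different $e^*$-labels have different $\chi$-labels.

\emph{Over $E^\chi_{p_i}$.} The new elements form $E^\chi_{p_j}\setminus r\subseteq M_{j+1}\setminus M_j$; order them by $\prec_j$. For a new $\xi$, $E_{\prec\xi}\cup\{\xi\}\subseteq M_j^\xi$ because $E^\chi_{p_i}\subseteq M_j$, so (F2) follows from \eqref{eq:upperfree}. For (F1), let $\eta\in A_\xi\subseteq E^\chi_{p_j}\cap M^\xi_j$. If $\eta\in M_j$, then $\eta\in r_\chi\subseteq E^\chi_{p_i}$; otherwise $\eta$ is new and $\eta\preceq_j\xi$.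

\emph{Over $E^\chi_{p_j}$.} The new elements form $E^\chi_{p_i}\setminus r\subseteq M_{i+1}\setminus M_i$; order them by $\prec_i$. Let $\xi$ be new. For (F1), an element of $A_\xi\subseteq E^\chi_{p_i}\cap M_i^\xi$ lies in $r_\chi\subseteq E^\chi_{p_j}$, or it is new and $\preceq_i\xi$. For (F2), let $T=E_{\prec\xi}\cup\{\xi\}=E^\chi_{p_j}\cup\{\eta\text{ new}:\eta\preceq_i\xi\}$, and note that $T\cap F_i\subseteq M^\xi_i$, since $E^\chi_{p_j}\cap F_i\subseteq r\subseteq M_i$. Let $\alpha\in T$, $\alpha>\xi$. If $\alpha\in F_j\setminus r$, then $(\alpha,\xi)$ is a cross pair and its $\chi$-label is unique. Otherwise $\alpha\in T\cap F_i$, so $(\alpha,\xi)$ is a pair of $F_i$ and of $M_i^\xi$; let $l=e^*(\alpha,\xi)$. Consider another pair of $T$. If it is a cross pair, its $\chi$-label differs from that of $(\alpha,\xi)$ by Lemma~\ref{lem:amalgam}(b). If it is a pair of $F_i$, it is a pair of $M^\xi_i$, and its $e^*$-label is not $l$ by \eqref{eq:upperfree}. If it is a pair of $F_j$ with $e^*$-label $l$, then, as $l\in\operatorname{Lab}^*(F_i)\subseteq\operatorname{Lab}^*(M_j)$,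
\[
l\in\operatorname{Lab}^*(F_j)\cap\operatorname{Lab}^*(M_j)\subseteq\operatorname{Lab}^*(M_h)\subseteq\operatorname{Lab}^*(M_i).
\]
So some pair of $M_i$ has $e^*$-label $l$; it differs from $(\alpha,\xi)$ as $\xi\notin M_i$, contrary to \eqref{eq:upperfree}.

Thus $q\le p_i,p_j$ and $\pi(q)=u_{j+1}$.
\end{proof}

\subsection{Preservation of cofinalities and the generic labeling}

\begin{proof}[Proof of Theorem~\ref{thm:star}]
$R$ is $\sigma$-closed by Lemma~\ref{lem:union}. Let $G$ be $R$-generic.

\emph{Cofinalities.} Suppose that $\theta$ is regular in $V$ and $\rho=\operatorname{cf}^{V[G]}(\theta)<\theta$. Let $f:\rho\to\theta$ be cofinal, $f\in V[G]$. The ordinal $\rho$ is regular in $V[G]$, hence in $V$. It suffices to cover the range of $f$ by a set of $V$ that has size at most $\rho$ in $V$, since such a set is bounded in $\theta$.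
\begin{itemize}
\item If $\rho=\omega$, then $f\in V$ by $\sigma$-closure.
\item If $\omega<\rho<\lambda$, then $\rho\in\Lambda$. By Lemma~\ref{lem:factor}(b), $V[G]=V[K][G]$ with $G$ generic for $R/K$. By Lemma~\ref{lem:quotcc} the range of $f$ is contained in a set of ordinals in $V[K]$ of size at most $\rho$. This set is enumerated by a $\rho$-sequence, which lies in $V$ by Lemma~\ref{lem:factor}(a).
\item If $\rho=\lambda$, then $\lambda$ is regular and $R$ is $\rho^+$-cc by Lemma~\ref{lem:topcc}.
\item If $\rho\ge\kappa$: a condition consists of at most $\lambda$ subsets of $\kappa$ of size at most $\lambda$ and a function from at most $\lambda$ pairs to good functions, so $|R|\le\kappa^\lambda=\kappa\le\rho$, and $R$ is $\rho^+$-cc.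
\end{itemize}
So all regular cardinals remain regular.

\emph{The witnesses.} By Lemma~\ref{lem:addcountable} and genericity, every pair is a pair of $E^{\omega_1}_p$ for some $p\in G$. For such $p$ the function $e_p(\alpha,\xi)$ has full domain $\Lambda$, so it lies in $L$; any common extension of two such conditions has the same function, so $e(\alpha,\xi)=e_p(\alpha,\xi)$ does not depend on $p$. By Lemma~\ref{lem:count}, $|L|\le\lambda$. Let $\mathcal{G}=\{E^{\omega_1}_p:p\in G\}$, a family of countable closed sets.

(ii) Let $E=E^{\omega_1}_p$ with $p\in G$, and let $C\subseteq\kappa$ be countable in $V[G]$; then $C\in V$ and $C$ is countable in $V$. By Lemma~\ref{lem:addcountable} there is $q\le p$ in $G$ with $C\subseteq E^{\omega_1}_q$. By the definition of the order, $E^{\omega_1}_q$ is free over $E$ for $e^{\omega_1}_q$, which is $e$ on the pairs of $E^{\omega_1}_q$.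

(i) Let $\dot\Phi$ be a name for a function $[\kappa]^{<\omega}\to[\kappa]^{\le\omega}$, and let $p$ force this. Build $p=p_0\ge p_1\ge\cdots$ as follows. The values of $\dot\Phi$ on the finite subsets of $E^{\omega_1}_{p_n}$ are countably many countable sets of ordinals; by $\sigma$-closure some extension of $p_n$ decides all of them, and by Lemma~\ref{lem:addcountable} a further extension $p_{n+1}$ has all of them inside $E^{\omega_1}_{p_{n+1}}$. Let $p_\omega$ be the union. Every finite $s\subseteq E^{\omega_1}_{p_\omega}$ is contained in some $E^{\omega_1}_{p_n}$, so $p_\omega$ forces that $E^{\omega_1}_{p_\omega}$ is in $\mathcal{G}$ and closed under $\dot\Phi$. By density, (i) holds in $V[G]$.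
\end{proof}

\begin{thebibliography}{9}
\bibitem{SW} Jonathan Schilhan and Thilo Weinert, \emph{Wetzel families and the continuum}, arXiv:2310.19473 (2023).
\end{thebibliography}
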